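\title{Leonard pairs in lower bidiagonal--tridiagonal form}

\begin{abstract}
A Leonard pair is a pair of linear transformations of a finite-dimensional vector space, each of which is diagonal in some basis in which the other is irreducible tridiagonal. Over an algebraically closed field of arbitrary characteristic, we determine all Leonard pairs of $(d+1)\times(d+1)$ matrices $A,A^*$ such that $A$ is lower bidiagonal with all subdiagonal entries equal to $1$ and $A^*$ is irreducible tridiagonal. For $d\ge3$ they form four explicit and mutually disjoint families; the cases $d\le2$ are described separately. The families are found by solving the recurrences that the Askey--Wilson relations impose on the matrix entries, and they are shown to be Leonard pairs by constructing two explicit bases in which $A$ is lower bidiagonal and $A^*$ is upper triangular.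
\end{abstract}

\section{The problem and the classification}\label{sec:intro}

Throughout, $\mathbb F$ is an algebraically closed field of arbitrary characteristic and $d\ge0$ is an integer. The algebra $\mathrm{Mat}_{d+1}(\mathbb F)$ of $(d+1)\times(d+1)$ matrices acts by left multiplication on the space $\mathbb F^{d+1}$ of column vectors, rows and columns are indexed by $0,1,\dots,d$, and $\mathbf e_0,\dots,\mathbf e_d$ is the standard basis. A square matrix is \emph{tridiagonal} if each nonzero entry lies on the diagonal, the subdiagonal or the superdiagonal, and a tridiagonal matrix is \emph{irreducible} if all entries on the subdiagonal and on the superdiagonal are nonzero. A square matrix is \emph{lower} (\emph{upper}) \emph{bidiagonal} if each nonzero entry lies on the diagonal or the subdiagonal (superdiagonal).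

Let $V$ be a vector space over $\mathbb F$ of dimension $d+1$. A \emph{Leonard pair} on $V$ is an ordered pair of linear transformations $A,A^*\colon V\to V$ (the symbol $A^*$ is only a name) such that
\begin{itemize}
\item there is a basis of $V$ in which $A$ is irreducible tridiagonal and $A^*$ is diagonal, and
\item there is a basis of $V$ in which $A^*$ is irreducible tridiagonal and $A$ is diagonal.
\end{itemize}
A Leonard pair in $\mathrm{Mat}_{d+1}(\mathbb F)$ is a pair of matrices that acts on $\mathbb F^{d+1}$ as a Leonard pair.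

Besides the two eigenbases, a Leonard pair has other bases in which both matrices are sparse. Order the eigenvalues $\theta_0,\dots,\theta_d$ of $A$, take a vector $v_0$, and put $v_{i+1}=(A-\theta_i)v_i$. If $v_0,\dots,v_d$ is a basis, then $A$ is lower bidiagonal in it with subdiagonal entries $1$, and every basis in which $A$ has this shape arises in this way from its first vector. For a suitable ordering and a suitable eigenvector $v_0$ of $A^*$, the matrix of $A^*$ is upper bidiagonal (Lemma~\ref{lem:split}). One may ask whether other choices of $v_0$ keep $A^*$ tridiagonal, now with no zero next to the diagonal. This is the content of the following problem from \cite{Nomura}, which we solve.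

\medskip
\noindent\textbf{Problem.} \emph{Find all Leonard pairs $A,A^*$ in $\mathrm{Mat}_{d+1}(\mathbb F)$ such that $A$ is lower bidiagonal with all subdiagonal entries $1$, and $A^*$ is irreducible tridiagonal.}
\medskip

We call such a pair an \emph{LB-TD pair}. We name the entries by
\begin{equation}\label{eq:entries}
A\mathbf e_i=\theta_i\mathbf e_i+\mathbf e_{i+1},\qquad A^*\mathbf e_i=z_{i+1}\mathbf e_{i+1}+x_i\mathbf e_i+y_i\mathbf e_{i-1},
\end{equation}
with $\mathbf e_{-1}=\mathbf e_{d+1}=0$. Thus $\theta_i=A_{ii}$ and $x_i=A^*_{ii}$ for $0\le i\le d$, while $z_i=A^*_{i,i-1}$ and $y_i=A^*_{i-1,i}$ for $1\le i\le d$. We put $y_0=y_{d+1}=0$. The matrix $A^*$ is irreducible when $y_i,z_i\ne0$ for $1\le i\le d$.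

What should one expect? Every Leonard pair satisfies two cubic relations, the Askey--Wilson relations \cite{TV}, which contain a scalar $\beta$. They force $\theta_{i-1}-\beta\theta_i+\theta_{i+1}$ to be independent of $i$, so that $\theta_i=\alpha+aq^i+bq^{-i}$ when $\beta=q+q^{-1}\ne\pm2$. We shall see that the sequences $z$, $x$, $y$ satisfy recurrences with the same left side, so one expects Laurent polynomials in $q^i$ with a bounded number of coefficients, and degenerate versions of them when $\beta=\pm2$. This is what happens: the matrices \eqref{eq:entries} have $4d+2$ free entries, and the answer depends on at most eight parameters. The less predictable point is that $z_i$, which the first relation allows to be any combination of $q^i$ and $q^{-i}$, must be a geometric progression.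

In the formulas below, integers are read as elements of $\mathbb F$, and $q$ may be a root of unity. The conditions in each family are sorted into five groups. Group (S) consists of standing assumptions. Group (D) says that the $\theta_i$ are distinct, (D$^*$) that the $\theta_i^*$ are distinct, and (Y) that all $y_i$ are nonzero (Lemma~\ref{lem:conditions}). Group (K) excludes subspaces invariant under both matrices (Proposition~\ref{prop:families}).

\begin{theorem}\label{thm:main}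
Let $d\ge3$. The LB-TD pairs in $\mathrm{Mat}_{d+1}(\mathbb F)$ are exactly the pairs \eqref{eq:entries} in the following families, with parameters in $\mathbb F$ subject to the listed conditions. In each case the eigenvalues of $A^*$ are the listed $\theta_0^*,\dots,\theta_d^*$.

\medskip
\noindent\textbf{Family I.} Parameters $q,\alpha,a,b,\alpha^*,e,f,r$.
\begin{gather*}
\theta_i=\alpha+aq^i+bq^{-i},\qquad z_i=rq^i,\\
x_i=\alpha^*+\bigl(e+f-ra(1+q^{d+1})\bigr)q^i+ra(1+q)q^{2i},\\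
y_i=r^{-1}q^{-i-1}(q^i-1)(q^i-q^{d+1})(raq^i+e)(raq^i+f),\\
\theta_i^*=\alpha^*+eq^i+fq^{d-i}.
\end{gather*}
\begin{itemize}
\item[\rm(S)] $r\ne0$, $q\ne0$, and $q^i\ne1$ for $1\le i\le d$.
\item[\rm(D)] $a\ne bq^{-m}$ for $1\le m\le2d-1$.
\item[\rm(D$^*$)] $e\ne fq^{d-m}$ for $1\le m\le2d-1$.
\item[\rm(Y)] $raq^i+e\ne0$ and $raq^i+f\ne0$ for $1\le i\le d$.
\item[\rm(K)] $e+rbq^{-i}\ne0$ and $f+rbq^{-i}\ne0$ for $0\le i\le d-1$.
\end{itemize}

\noindent\textbf{Family II.} Parameters $\alpha,a,b,\alpha^*,e,f,r$.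
\begin{gather*}
\theta_i=\alpha+ai+bi^2,\qquad z_i=r,\qquad x_i=\alpha^*+\bigl(e+f-(d-1)rb\bigr)i+2rbi^2,\\
y_i=r^{-1}i(i-d-1)(rbi+e)(rbi+f),\\
\theta^*_i=\alpha^*+d(f+rb)+i\bigl(e-f+rb(d-i)\bigr).
\end{gather*}
\begin{itemize}
\item[\rm(S)] $r\ne0$; $\operatorname{char}\mathbb F\ne2$; $\operatorname{char}\mathbb F=0$ or $\operatorname{char}\mathbb F>d$.
\item[\rm(D)] $a+bm\ne0$ for $1\le m\le2d-1$.
\item[\rm(D$^*$)] $e-f+rb(d-m)\ne0$ for $1\le m\le2d-1$.
\item[\rm(Y)] $rbi+e\ne0$ and $rbi+f\ne0$ for $1\le i\le d$.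
\item[\rm(K)] $e\ne r(a+bi)$ and $f\ne r(a+bi)$ for $0\le i\le d-1$.
\end{itemize}

\noindent\textbf{Family III.} Parameters $\alpha,a,b,\alpha^*,e,f,r$.
\[
\theta_i=\alpha+(-1)^i(a+bi),\qquad z_i=(-1)^ir .
\]
\begin{itemize}
\item[\rm(S)] $r\ne0$; $b\ne0$; $\operatorname{char}\mathbb F\ne2$; $\operatorname{char}\mathbb F=0$ or $2\operatorname{char}\mathbb F>d$.
\item[\rm(D)] $2a+bm\ne0$ for odd $m$ with $1\le m\le2d-1$.
\end{itemize}
\emph{If $d$ is odd:}
\begin{gather*}
x_i=\alpha^*-\frac{rb}2-(-1)^i\,\frac{e+f+rb(d+1)}2,\qquad \theta_i^*=\alpha^*+(-1)^i\,\frac{f-e+rb(2i-d)}2,\\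
y_i=-rb^2i(i-d-1)\quad(i\text{ even}),\qquad y_i=r^{-1}(rbi+e)(rbi+f)\quad(i\text{ odd}).
\end{gather*}
\begin{itemize}
\item[\rm(D$^*$)] $f-e+rb(m-d)\ne0$ for odd $m$ with $1\le m\le2d-1$.
\item[\rm(Y)] $rbi+e\ne0$ and $rbi+f\ne0$ for odd $i$ with $1\le i\le d$.
\item[\rm(K)] $e\ne r(2a+bi)$ and $f\ne r(2a+bi)$ for even $i$ with $0\le i\le d-1$.
\end{itemize}
\emph{If $d$ is even:}
\begin{gather*}
x_i=\alpha^*-\frac{rb}2+(-1)^i\,\frac{e-f+rb(d+1)}2,\qquad \theta_i^*=\alpha^*+(-1)^i\,\frac{e-f+rb(2i-d)}2,\\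
y_i=-bi(rbi+e)\quad(i\text{ even}),\qquad y_i=b(i-d-1)(rbi+f)\quad(i\text{ odd}).
\end{gather*}
\begin{itemize}
\item[\rm(D$^*$)] $e-f+rb(m-d)\ne0$ for odd $m$ with $1\le m\le2d-1$.
\item[\rm(Y)] $rbi+e\ne0$ for even $i$ with $2\le i\le d$, and $rbi+f\ne0$ for odd $i$ with $1\le i\le d-1$.
\item[\rm(K)] $e\ne r(2a+bi)$ for odd $i$ with $1\le i\le d-1$, and $f\ne r(2a+bi)$ for even $i$ with $0\le i\le d-2$.
\end{itemize}

\noindent\textbf{Family IV.} Parameters $\theta_0,\delta,\varepsilon,\xi,e,f,r$; put $s=\delta+\varepsilon$.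
\begin{gather*}
(\theta_0,\theta_1,\theta_2,\theta_3)=(\theta_0,\ \theta_0+\delta,\ \theta_0+s,\ \theta_0+\varepsilon),\qquad z_1=z_2=z_3=r,\\
x_0=x_2=\xi,\qquad x_1=x_3=\xi+e+f+rs,\\
y_1=ef/r,\qquad y_2=rs^2,\qquad y_3=(e+rs)(f+rs)/r,\\
(\theta_0^*,\theta_1^*,\theta_2^*,\theta_3^*)=(\xi+e,\ \xi+f+rs,\ \xi+e+rs,\ \xi+f).
\end{gather*}
\begin{itemize}
\item[\rm(S)] $r\ne0$, $\operatorname{char}\mathbb F=2$, $d=3$.
\item[\rm(D)] $\delta\ne0$, $\varepsilon\ne0$, $\delta\ne\varepsilon$.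
\item[\rm(D$^*$)] $e+f\notin\{0,rs\}$.
\item[\rm(Y)] $e,f\notin\{0,rs\}$.
\item[\rm(K)] $e,f\notin\{r\delta,r\varepsilon\}$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:small}
For $d\le2$ the LB-TD pairs are the following pairs \eqref{eq:entries}.
\begin{itemize}
\item $d=0$: all pairs.
\item $d=1$: exactly the pairs with $\theta_0\ne\theta_1$, $y_1z_1\ne0$, $(x_0-x_1)^2+4y_1z_1\ne0$ and
\[
z_1(\theta_0-\theta_1)^2+(x_1-x_0)(\theta_0-\theta_1)-y_1\ne0 .
\]
\item $d=2$: put $\delta=\theta_1-\theta_0$, $\varepsilon=\theta_2-\theta_1$, $D=z_1\delta-z_2\varepsilon$. Exactly the pairs with $\delta,\varepsilon,\delta+\varepsilon,y_1,y_2,z_1,z_2$ nonzero such that, for some $c,w\in\mathbb F$,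
\begin{equation}\label{eq:d2eq}
x_0=c+z_1w,\qquad x_1=c+D,\qquad x_2=c-z_2w,\qquad y_1-y_2=wD,
\end{equation}
and, with $E=z_1y_2+z_2y_1+z_1z_2w^2$,
\begin{gather}
E\ne0,\qquad \bigl((z_1-z_2)w+D\bigr)^2+4E\ne0,\label{eq:d2E}\\
y_2\ne(\delta+\varepsilon)(\delta+w)z_2,\label{eq:d2right}\\
y_1\ne(\delta+\varepsilon)(\varepsilon+w)z_1.\label{eq:d2left}
\end{gather}
\end{itemize}
\end{theorem}

For $d=1$ there are only inequalities. For $d=2$ the ten entries are expressed by the eight parameters $\theta_0,\theta_1,\theta_2,z_1,z_2,y_1,c,w$, as many as in Family~I.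

\begin{remark}[The matrices determine the parameters]\label{rem:unique}
Let $d\ge3$. The ratio $z_2/z_1$ is $q\ne\pm1$ in Family~I, it is $1$ with $\operatorname{char}\mathbb F\ne2$ in II, $-1$ with $\operatorname{char}\mathbb F\ne2$ in III, and $1$ with $\operatorname{char}\mathbb F=2$ in IV. So the families are disjoint. Within a family the parameters are determined by the matrices, up to the exchange $e\leftrightarrow f$ in I, II, III ($d$ odd) and IV, which does not change the matrices. Indeed, $z_1,z_2$ give $r$ (and $q$). The values $\theta_0,\theta_1,\theta_2$ give $\alpha,a,b$: in I because $1,q,q^{-1}$ are distinct (a Vandermonde determinant), in II and III by solving three linear equations in which one divides only by $2$; in IV, $\theta_1-\theta_0=\delta$ and $\theta_3-\theta_0=\varepsilon$. In I, II, III ($d$ odd) and IV, the entries $x_0,x_1$ then give $\alpha^*$ (or $\xi$) and $e+f$, and $y_1$ gives $ef$. In III ($d$ even), $y_2=-2b(2rb+e)$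 gives $e$, $y_1=-bd(rb+f)$ gives $f$ (by (S), the even integer $d$ is nonzero in $\mathbb F$), and $x_0$ gives $\alpha^*$.
\end{remark}

Section~\ref{sec:flags} contains a criterion for a Leonard pair in terms of two bases and a $4\times4$ example. Section~\ref{sec:small} proves Theorem~\ref{thm:small}; the case $d=2$ is a small model of the necessity proof, in which one cubic relation, read in the basis $\mathbf e_i$, determines the entries. Section~\ref{sec:families} decides which members of the four families are Leonard pairs. Sections~\ref{sec:AW}--\ref{sec:solve} show that there are no other LB-TD pairs.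

\section{Flags, split bases and a criterion}\label{sec:flags}

We use two facts from linear algebra without further comment. A triangular matrix with distinct diagonal entries is diagonalizable with these entries as eigenvalues. If a map $A$ on a $(d+1)$-dimensional space has $d+1$ distinct eigenvalues, then every $A$-invariant subspace $W$ is a sum of eigenspaces, namely of those that belong to the eigenvalues of $A$ on $W$.

\begin{lemma}\label{lem:basic}
Let $A,A^*$ be a Leonard pair on $V$. Then each of $A,A^*$ has $d+1$ distinct eigenvalues, and no subspace other than $0$ and $V$ is invariant under both $A$ and $A^*$.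
\end{lemma}

\begin{proof}
If $T$ is irreducible tridiagonal, then $T^i\mathbf e_0$ lies in the span of $\mathbf e_0,\dots,\mathbf e_i$ with nonzero $\mathbf e_i$-coordinate, so $I,T,\dots,T^d$ are linearly independent and the minimal polynomial of $T$ has degree $d+1$. A diagonalizable map with minimal polynomial of degree $d+1$ has $d+1$ distinct eigenvalues. This applies to $A$ and to $A^*$. Let $u_0,\dots,u_d$ be an eigenbasis of $A$ in which $A^*$ is irreducible tridiagonal. A common invariant subspace is spanned by $\{u_j:j\in J\}$ for some set $J$. Since $A^*u_j$ has nonzero coefficients at $u_{j-1}$ and $u_{j+1}$ (when these exist), $J$ contains the neighbors of its elements in the path $0,1,\dots,d$. So $J$ is empty or everything.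
\end{proof}

For a Leonard pair, an ordering of the eigenvalues of $A$ is \emph{standard} if $A^*$ is irreducible tridiagonal in the correspondingly ordered eigenbasis of $A$; likewise for $A^*$. Standard orderings exist by definition, and the reverse of a standard ordering is standard. Nothing in the problem says that the diagonal of $A$ lists the eigenvalues in a standard order, but this is forced.

\begin{lemma}\label{lem:standard}
For an LB-TD pair, $\theta_0,\dots,\theta_d$ is a standard ordering.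
\end{lemma}

\begin{proof}
Let $d\ge1$, and let $u_0,\dots,u_d$ be an eigenbasis of $A$ in a standard order. The space $U_i=\mathrm{span}(\mathbf e_i,\dots,\mathbf e_d)$ is $A$-invariant, so $U_i=\mathrm{span}\{u_j:j\in J_i\}$ with $|J_i|=d-i+1$ and $J_d\subset\dots\subset J_0$. For $i\ge1$ we have $A^*U_i\subseteq U_{i-1}$, because $A^*$ is tridiagonal; hence all neighbors of elements of $J_i$ in the path $0,\dots,d$ lie in $J_{i-1}$. As $|J_{i-1}\setminus J_i|=1$, the set $J_i$ has at most one neighbor outside itself. So the single element of $J_d$ is an endpoint of the path, and after reversing the order of the $u_j$ if necessary, $J_d=\{d\}$. If $J_i=\{i,\dots,d\}$ with $i\ge1$, then $i-1\in J_{i-1}$, so $J_{i-1}=\{i-1,\dots,d\}$. Thus $J_i=\{i,\dots,d\}$ for all $i$. Both $\mathbf e_i$ and $u_i$ span $U_i/U_{i+1}$ (with $U_{d+1}=0$), where $A$ acts as $\theta_i$. So $u_i$ has eigenvalue $\theta_i$.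
\end{proof}

\begin{lemma}[Split basis]\label{lem:split}
Let $A,A^*$ be a Leonard pair with standard orderings $\theta_i$ and $\theta_i^*$ and eigenspaces $V_i$ and $V_i^*$. Let $0\ne v_0\in V_0^*$ and $v_{i+1}=(A-\theta_i)v_i$. Then $v_0,\dots,v_d$ is a basis, $v_{d+1}=0$, and there are scalars $\varphi_i$ with
\[
Av_i=\theta_iv_i+v_{i+1},\qquad A^*v_i=\theta_i^*v_i+\varphi_iv_{i-1}\qquad(0\le i\le d,\ v_{-1}=0).
\]
\end{lemma}

\begin{proof}
We have $v_i=(A-\theta_{i-1})\cdots(A-\theta_0)v_0$. Since $A$ is irreducible tridiagonal in the eigenbasis of $A^*$, the vector $v_i$ lies in $V_0^*+\dots+V_i^*$ with nonzero $V_i^*$-component for $i\le d$. So the $v_i$ form a basis and $V_0^*+\dots+V_i^*=\mathrm{span}(v_0,\dots,v_i)$. The product of the factors $A-\theta_j$ kills the components in $V_0,\dots,V_{i-1}$, so $v_i\in V_i+\dots+V_d$ and $v_{d+1}=0$; by dimension, $V_i+\dots+V_d=\mathrm{span}(v_i,\dots,v_d)$. Now $(A^*-\theta_i^*)v_i$ lies in $V_0^*+\dots+V_{i-1}^*$,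 and also in $V_{i-1}+\dots+V_d$ because $A^*$ is tridiagonal in the eigenbasis of $A$. The intersection of these spaces is $\mathbb Fv_{i-1}$.
\end{proof}

We want a converse: a way to recognize a Leonard pair from bases of this kind. A bidiagonal shape controls the entries of a matrix on one side of the diagonal only. For $A$ we shall get the other side from a second basis, and for $A^*$ from the following symmetry.

\begin{lemma}\label{lem:form}
Suppose that in a basis $v_0^*,\dots,v_d^*$ of $V$ the map $A^*$ is diagonal and $A$ is represented by an irreducible tridiagonal matrix $T$. Suppose that $A$ has $d+1$ distinct eigenvalues, and let $T^*$ be the matrix of $A^*$ in an eigenbasis $u_0,\dots,u_d$ of $A$. Then $T^*_{ij}=0$ if and only if $T^*_{ji}=0$.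
\end{lemma}

\begin{proof}
Define a symmetric bilinear form by $\langle v_i^*,v_j^*\rangle=0$ for $i\ne j$ and $\langle v_i^*,v_i^*\rangle=k_i$, where $k_0=1$ and $k_{i+1}=k_iT_{i,i+1}/T_{i+1,i}$. It is nondegenerate. The map $A^*$ is self-adjoint because it is diagonal in an orthogonal basis, and $A$ is self-adjoint because $\langle Av_i^*,v_j^*\rangle=T_{ji}k_j=T_{ij}k_i=\langle v_i^*,Av_j^*\rangle$. Eigenvectors of a self-adjoint map for distinct eigenvalues are orthogonal, so the $u_i$ are mutually orthogonal, and $\langle u_i,u_i\rangle\ne0$ by nondegeneracy. Finally $T^*_{ij}\langle u_i,u_i\rangle=\langle A^*u_j,u_i\rangle=\langle u_j,A^*u_i\rangle=T^*_{ji}\langle u_j,u_j\rangle$.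
\end{proof}

\begin{lemma}[Criterion]\label{lem:criterion}
Let $A,A^*$ be linear maps on a $(d+1)$-dimensional space $V$. Let $\theta_0,\dots,\theta_d$ be distinct and $\theta_0^*,\dots,\theta_d^*$ be distinct. Suppose that
\begin{itemize}
\item[\rm(a)] there is a basis $w_0,\dots,w_d$ with $(A-\theta_i)w_i=\kappa_{i+1}w_{i+1}$ and $A^*w_i=\theta_i^*w_i+\varphi_i'w_{i-1}$, where $w_{-1}=w_{d+1}=0$ and $\kappa_i,\varphi_i'\ne0$ for $1\le i\le d$;
\item[\rm(b)] there is a basis $w_0',\dots,w_d'$ with $(A-\theta_i)w_i'=\kappa'_{i+1}w'_{i+1}$ and $(A^*-\theta^*_{d-i})w_i'\in\mathrm{span}(w_0',\dots,w'_{i-1})$, where $w'_{d+1}=0$ and $\kappa_i'\ne0$ for $1\le i\le d$.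
\end{itemize}
Then $A,A^*$ is a Leonard pair.
\end{lemma}

\begin{proof}
By (a), both maps are triangular with distinct diagonal entries. Let $v_i^*$ be a $\theta_i^*$-eigenvector of $A^*$ and $u_i$ a $\theta_i$-eigenvector of $A$.

The space $W_i=\mathrm{span}(w_0,\dots,w_i)$ is $A^*$-invariant with eigenvalues $\theta_0^*,\dots,\theta_i^*$, so $W_i=\mathrm{span}(v_0^*,\dots,v_i^*)$, and $v_i^*$ is a nonzero multiple of $w_i$ modulo $W_{i-1}$. Since $AW_{i-1}\subseteq W_i$ and $Aw_i\equiv\kappa_{i+1}w_{i+1}$ modulo $W_i$, the vector $Av_i^*$ lies in $\mathrm{span}(v_0^*,\dots,v_{i+1}^*)$ with nonzero coefficient at $v_{i+1}^*$ (for $i<d$). By (b), $\mathrm{span}(w_0',\dots,w_i')=\mathrm{span}(v_d^*,\dots,v_{d-i}^*)$, and the same argument shows that $Av_i^*$ lies in $\mathrm{span}(v_{i-1}^*,\dots,v_d^*)$ with nonzero coefficient at $v_{i-1}^*$ (for $i>0$). So $A$ is irreducible tridiagonal in the basis $v_i^*$.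

Let $T^*$ be the matrix of $A^*$ in the basis $u_i$. By (a), $W^j=\mathrm{span}(w_j,\dots,w_d)$ is $A$-invariant with eigenvalues $\theta_j,\dots,\theta_d$, so $W^j=\mathrm{span}(u_j,\dots,u_d)$, and $u_j$ is a nonzero multiple of $w_j$ modulo $W^{j+1}$. Since $A^*W^{j+1}\subseteq W^j$ and $A^*w_j\equiv\varphi_j'w_{j-1}$ modulo $W^j$, we get $T^*_{ij}=0$ for $i<j-1$ and $T^*_{j-1,j}\ne0$. By Lemma~\ref{lem:form}, $T^*$ is irreducible tridiagonal.
\end{proof}

\begin{example}\label{ex:four}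
Let $d=3$, let $\operatorname{char}\mathbb F$ be $0$ or greater than $3$, let $a\ne0$, and take
\[
A=\begin{pmatrix}0&0&0&0\\1&a&0&0\\0&1&2a&0\\0&0&1&3a\end{pmatrix},\qquad
A^*=\begin{pmatrix}0&3&0&0\\1&0&4&0\\0&1&0&3\\0&0&1&0\end{pmatrix}.
\]
This is Family~II with $\alpha=\alpha^*=b=0$, $r=e=1$, $f=-1$, and $\theta_i=ai$, $\theta_i^*=2i-3$. Writing column vectors as rows, put
\[
w_0=(1,-1,\tfrac12,-\tfrac16),\quad w_1=(0,-1,1,-\tfrac12),\quad w_2=(0,0,1,-1),\quad w_3=(0,0,0,-1).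
\]
Multiplying out gives $(A-ai)w_i=(a-1)w_{i+1}$ (with $w_4=0$) and
\[
A^*w_0=-3w_0,\quad A^*w_1=-w_1-3w_0,\quad A^*w_2=w_2-4w_1,\quad A^*w_3=3w_3-3w_2 .
\]
Let $w_i'$ be $w_i$ with all minus signs removed. Then $(A-ai)w'_i=(a+1)w'_{i+1}$ and
\[
A^*w'_0=3w'_0,\quad A^*w'_1=w'_1+3w'_0,\quad A^*w'_2=-w'_2+4w'_1,\quad A^*w'_3=-3w'_3+3w'_2 .
\]
If $a\ne\pm1$, Lemma~\ref{lem:criterion} shows that $A,A^*$ is a Leonard pair. If $a=1$, then $w_0$ is a common eigenvector, and if $a=-1$, then $w_0'$ is one; by Lemma~\ref{lem:basic} the pair is not a Leonard pair. The excluded values are those of condition (K). The case $a=-1$ shows that hypothesis (a) of Lemma~\ref{lem:criterion} does not suffice without (b).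
\end{example}

Finally we record the first two eigenvectors of $A$. If $Ab_i=\theta_ib_i+b_{i+1}$ in a basis $b_0,\dots,b_d$ (with $b_{d+1}=0$) and the $\theta_i$ are distinct, then
\begin{equation}\label{eq:psi}
\psi=\sum_{k=0}^d\psi_kb_k,\quad\psi_k=\prod_{j=1}^k\frac1{\theta_0-\theta_j},\qquad\quad
\psi'=\sum_{k=1}^d\psi'_kb_k,\quad\psi'_k=\prod_{j=2}^k\frac1{\theta_1-\theta_j}
\end{equation}
are eigenvectors for $\theta_0$ and $\theta_1$, because $\theta_k\psi_k+\psi_{k-1}=\theta_0\psi_k$ for $k\ge1$ and $\theta_k\psi'_k+\psi'_{k-1}=\theta_1\psi'_k$ for $k\ge2$.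

\section{The cases $d\le2$}\label{sec:small}

We prove Theorem~\ref{thm:small}. For $d=0$ all conditions are vacuous.

\subsection*{The case $d=1$}
A $2\times2$ matrix is irreducible tridiagonal if and only if neither basis vector is an eigenvector of it. So $A,A^*$ is a Leonard pair if and only if both have two distinct eigenvalues and they have no common eigenvector. The discriminant of the characteristic polynomial of $A^*$, which is the square of the difference of its roots, is $(x_0+x_1)^2-4(x_0x_1-y_1z_1)=(x_0-x_1)^2+4y_1z_1$. Let $\theta_0\ne\theta_1$ and $y_1z_1\ne0$. The eigenvectors of $A$ are $\mathbf e_1$, which is not an eigenvector of $A^*$ since $y_1\ne0$, and $\psi=\mathbf e_0+t\mathbf e_1$ with $t=(\theta_0-\theta_1)^{-1}$. As $A^*\psi=(x_0+y_1t)\mathbf e_0+(z_1+x_1t)\mathbf e_1$, the vector $\psi$ is an eigenvector of $A^*$ if and only if $z_1+x_1t=t(x_0+y_1t)$. Multiplied by $t^{-2}$, this is $z_1(\theta_0-\theta_1)^2+(x_1-x_0)(\theta_0-\theta_1)-y_1=0$.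

\subsection*{The case $d=2$: a cubic relation}
In an eigenbasis of $A^*$, the matrix of $A$ is tridiagonal when its two corner entries vanish. To express this without the eigenbasis, subtract the middle eigenvalue from $A^*$ to obtain a map $B$; then $BAB$ retains only the four corner positions of $A$, and tridiagonality means that $BAB$ is a combination of $B^2$ and $B$. We therefore compute, for $c,\zeta\in\mathbb F$, $B=A^*-c$ and $x_i'=x_i-c$, the matrix
\[
R=BAB-\theta_1B^2-\zeta B=B(A-\theta_1)B-\zeta B .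
\]
The rows of $A-\theta_1$ are $(-\delta,0,0)$, $(1,0,0)$, $(0,1,\varepsilon)$, so the rows of $(A-\theta_1)B$ are $-\delta(x_0',y_1,0)$, $(x_0',y_1,0)$, $(z_1,\,x_1'+\varepsilon z_2,\,y_2+\varepsilon x_2')$. Multiplying by $B$ on the left and subtracting $\zeta B$ gives
\begin{align*}
R_{00}&=x_0'(y_1-\delta x_0'-\zeta), & R_{10}&=x_0'x_1'+z_1(y_2-\delta x_0'-\zeta),\\
R_{01}&=y_1(y_1-\delta x_0'-\zeta), & R_{11}&=-\delta z_1y_1+\varepsilon z_2y_2+x_1'(y_1+y_2-\zeta),\\
R_{02}&=0, & R_{12}&=y_2(y_2+\varepsilon x_2'-\zeta),\\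
R_{20}&=z_2x_0'+z_1x_2', & R_{21}&=x_1'x_2'+z_2(y_1+\varepsilon x_2'-\zeta),\\
R_{22}&=x_2'(y_2+\varepsilon x_2'-\zeta). &&
\end{align*}
From now on $\delta,\varepsilon,\delta+\varepsilon,y_1,y_2,z_1,z_2$ are nonzero; this is necessary for an LB-TD pair by Lemma~\ref{lem:basic}.

\emph{Claim 1. For given $c$, there is $\zeta$ with $R=0$ if and only if \eqref{eq:d2eq} holds for some $w$.} Let $R=0$ and define $w$ by $x_0'=z_1w$. Then $R_{20}=0$ gives $x_2'=-z_2w$. From $R_{01}=R_{12}=0$ we get $\zeta=y_1-\delta z_1w=y_2-\varepsilon z_2w$, hence $y_1-y_2=wD$. Then $R_{10}=z_1wx_1'+z_1(y_2-y_1)=z_1w(x_1'-D)$, so $x_1'=D$ if $w\ne0$. If $w=0$, then $y_1=y_2=\zeta$ and $R_{11}=y_1(x_1'-D)$, so again $x_1'=D$. Conversely, let \eqref{eq:d2eq} hold and put $\zeta=y_1-\delta z_1w$, which equals $y_2-\varepsilon z_2w$. Then $R_{00},R_{01},R_{12},R_{22}$ contain a vanishing factor, $R_{20}=z_2z_1w-z_1z_2w=0$, and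
\begin{align*}
R_{10}&=z_1wD+z_1(y_2-y_1)=0,\qquad R_{21}=-z_2wD+z_2(y_1-y_2)=0,\\
R_{11}&=-\delta z_1(y_2+wD)+\varepsilon z_2y_2+D(y_2+\delta z_1w)=y_2(-\delta z_1+\varepsilon z_2+D)=0 .
\end{align*}

\emph{Claim 2. If \eqref{eq:d2eq} holds, then $B$ has three distinct eigenvalues if and only if \eqref{eq:d2E} holds, and $0$ is an eigenvalue of $B$.} The trace of $B$ is $(z_1-z_2)w+D$. The sum of the principal $2\times2$ minors is
\[
x_0'x_1'+x_0'x_2'+x_1'x_2'-y_1z_1-y_2z_2=(z_1-z_2)(y_1-y_2)-z_1z_2w^2-y_1z_1-y_2z_2=-E,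
\]
and $\det B=x_0'(x_1'x_2'-y_2z_2)-y_1z_1x_2'=z_1z_2w(y_1-y_2-wD)=0$. So the characteristic polynomial is $\lambda\bigl(\lambda^2-((z_1-z_2)w+D)\lambda-E\bigr)$, and \eqref{eq:d2E} says that the quadratic factor has distinct nonzero roots.

By \eqref{eq:psi}, the eigenvectors of $A$ for $\theta_0,\theta_1,\theta_2$ are the columns $\psi=\bigl(1,-\frac1\delta,\frac1{\delta(\delta+\varepsilon)}\bigr)$, $\psi'=\bigl(0,1,-\frac1\varepsilon\bigr)$, $\mathbf e_2$. The left eigenvectors for $\theta_0,\theta_1,\theta_2$ are the rows $(1,0,0)$, $\chi'=(1,\delta,0)$, $\chi=(1,\delta+\varepsilon,(\delta+\varepsilon)\varepsilon)$, as one sees from the rows of $A-\theta_1$.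

\emph{Claim 3. Let \eqref{eq:d2eq} hold. If $A^*\psi=\mu\psi+\nu\psi'$, then $\nu\ne0$ if and only if \eqref{eq:d2right} holds. If $\chi A^*=\mu'\chi+\nu'\chi'$, then $\nu'\ne0$ if and only if \eqref{eq:d2left} holds.} Coordinate $0$ of the first equation is $\mu=x_0-y_1/\delta$, and coordinate $2$ is $-\frac{z_2}\delta+\frac{x_2}{\delta(\delta+\varepsilon)}=\frac\mu{\delta(\delta+\varepsilon)}-\frac\nu\varepsilon$. So $\nu=0$ if and only if $y_1=\delta[x_0-x_2+z_2(\delta+\varepsilon)]=\delta[(z_1+z_2)w+z_2(\delta+\varepsilon)]$. Subtracting $wD=w\delta z_1-w\varepsilon z_2$ from both sides turns this into $y_2=(\delta+\varepsilon)(\delta+w)z_2$. Coordinate $2$ of the second equation gives $\mu'=x_2+y_2/\varepsilon$, and coordinate $0$ gives $x_0+(\delta+\varepsilon)z_1=\mu'+\nu'$. So $\nu'=0$ if and only if $y_2=\varepsilon[(z_1+z_2)w+(\delta+\varepsilon)z_1]$, and adding $wD$ turns this into $y_1=(\delta+\varepsilon)(\varepsilon+w)z_1$.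

\subsection*{The case $d=2$: necessity}
Let $A,A^*$ be an LB-TD pair and let $c=\theta_1^*$ for a standard ordering. In the corresponding eigenbasis, $B=\mathrm{diag}(\lambda_0,0,\lambda_2)$ with $\lambda_0,\lambda_2$ distinct and nonzero, and $A$ is represented by a matrix $T$ with $T_{02}=T_{20}=0$. So $BAB=\mathrm{diag}(\lambda_0^2T_{00},0,\lambda_2^2T_{22})$. Since $\lambda_0\ne\lambda_2$, there are $\vartheta,\zeta$ with $\lambda_iT_{ii}=\vartheta\lambda_i+\zeta$ for $i=0,2$, and then $BAB=\vartheta B^2+\zeta B$. In the basis $\mathbf e_i$ this says $R=(\vartheta-\theta_1)B^2$; as $R_{02}=0$ and $(B^2)_{02}=y_1y_2\ne0$, we get $\vartheta=\theta_1$ and $R=0$. Claims 1 and 2 give \eqref{eq:d2eq} and \eqref{eq:d2E}. By Lemma~\ref{lem:standard}, the matrix $T^*$ of $A^*$ in the basis $\psi,\psi',\mathbf e_2$ is irreducible tridiagonal. Its first column gives $A^*\psi=\mu\psi+\nu\psi'$ with $\nu\ne0$. The dual basis consists of left eigenvectors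 of $A$, so the last row of $T^*$ gives $\chi A^*=\mu'\chi+\nu'\chi'$ with $\nu'\ne0$. Claim 3 gives \eqref{eq:d2right} and \eqref{eq:d2left}.

\subsection*{The case $d=2$: sufficiency}
Let all the conditions hold. First, $A$ and $A^*$ have no common invariant subspace of dimension $1$ or $2$. One of dimension $1$ is spanned by an eigenvector of $A$. It is not $\mathbf e_2$, since $A^*\mathbf e_2$ has coordinate $y_2\ne0$ at $\mathbf e_1$; not $\psi'$, since $A^*\psi'$ has coordinate $y_1\ne0$ at $\mathbf e_0$; and not $\psi$, by Claim~3 and \eqref{eq:d2right}. A row vector annihilating a common invariant subspace of dimension $2$ is a common left eigenvector. It is not $(1,0,0)$, since $(1,0,0)A^*=(x_0,y_1,0)$; not $\chi'$, since the last coordinate of $\chi'A^*$ is $\delta y_2\ne0$; and not $\chi$, by Claim~3 and \eqref{eq:d2left}.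

By Claim 2, $B$ has distinct eigenvalues $\lambda_0,0,\lambda_2$; let $v_0^*,v_1^*,v_2^*$ be eigenvectors and $T$ the matrix of $A$ in this basis. By Claim~1, $R=0$ for some $\zeta$, and the corner entries give $\lambda_0\lambda_2T_{02}=\lambda_0\lambda_2T_{20}=0$. So $T$ is tridiagonal. If $T_{10}$, $T_{01}$, $T_{21}$ or $T_{12}$ were zero, then $\mathrm{span}(v_0^*)$, $\mathrm{span}(v_1^*,v_2^*)$, $\mathrm{span}(v_0^*,v_1^*)$ or $\mathrm{span}(v_2^*)$, respectively, would be a common invariant subspace. So $T$ is irreducible. Let $T^*$ be the matrix of $A^*$ in the basis $\psi,\psi',\mathbf e_2$. Since $A^*\mathbf e_2\in\mathrm{span}(\mathbf e_1,\mathbf e_2)=\mathrm{span}(\psi',\mathbf e_2)$, we have $T^*_{02}=0$, and $T^*_{20}=0$ by Lemma~\ref{lem:form}. So $T^*$ is tridiagonal, and it is irreducible by the argument just used for $T$. This proves Theorem~\ref{thm:small}.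

\section{Which members of the families are Leonard pairs}\label{sec:families}

From now on $d\ge3$, and $p=\operatorname{char}\mathbb F$. Under condition (S) of Family~III we use repeatedly that \emph{an even integer $n$ with $0<|n|\le d$ is nonzero in $\mathbb F$}: if $p>0$, an even multiple of the odd prime $p$ is a multiple of $2p>d$.

\begin{lemma}\label{lem:conditions}
Consider the formulas of one of the Families I--IV and assume {\rm(S)}. Then {\rm(D)} holds if and only if $\theta_0,\dots,\theta_d$ are distinct. If {\rm(D)} holds, then {\rm(D$^*$)} holds if and only if $\theta^*_0,\dots,\theta^*_d$ are distinct, and {\rm(Y)} holds if and only if $y_1,\dots,y_d$ are nonzero.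
\end{lemma}

\begin{proof}
The sums $m=i+j$ with $0\le i<j\le d$ take exactly the values $1,\dots,2d-1$. In Family~I,
\begin{equation}\label{eq:diffI}
\theta_i-\theta_j=(q^i-q^j)(a-bq^{-i-j}),\qquad\theta^*_i-\theta_j^*=(q^i-q^j)(e-fq^{d-i-j}),
\end{equation}
and in Family~II,
\begin{equation}\label{eq:diffII}
\theta_i-\theta_j=(i-j)\bigl(a+b(i+j)\bigr),\qquad\theta_i^*-\theta_j^*=(i-j)\bigl(e-f+rb(d-i-j)\bigr);
\end{equation}
the first factors are nonzero by (S). In Family~III, for $i,j$ of equal parity the differences are $\pm b(i-j)$ and $\pm rb(i-j)$, which are nonzero; for opposite parity they are $\pm(2a+bm)$ and $\pm$ the expression in (D$^*$), with $m=i+j$ odd. In Family~IV the differences of the $\theta_i$ are $\delta,\varepsilon,s$, and those of the $\theta_i^*$ are $rs$, $e+f$, $e+f+rs$, where $s\ne0$ by (D). Finally, the factors of $y_i$ that do not appear in (Y) are $r^{\pm1}$, powers of $q$, $q^i-1$ and $q^i-q^{d+1}=q^i(1-q^{d+1-i})$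 in I; $r^{-1}$, $i$, $i-d-1$ in II; $r^{\pm1}$, $b$ and even integers of absolute value between $2$ and $d$ in III; $r^{\pm1}$ and $s$ in IV. All of them are nonzero.
\end{proof}

\begin{proposition}\label{prop:families}
Let $A,A^*$ be given by the formulas of one of the Families I--IV, and assume {\rm(S)}, {\rm(D)}, {\rm(Y)}. Then $\theta_0^*,\dots,\theta_d^*$ are the roots of the characteristic polynomial of $A^*$, and $A,A^*$ is a Leonard pair if and only if {\rm(D$^*$)} and {\rm(K)} hold.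
\end{proposition}

The proof occupies the rest of this section. We construct the two bases of Lemma~\ref{lem:criterion} and compute $\kappa_i,\kappa_i'$; condition (K) will say that these do not vanish.

\subsection*{The matrices as difference operators}
The first basis begins with an eigenvector $w_0=\sum g_k\mathbf e_k$ of $A^*$. If no $g_k$ vanishes, it is convenient to pass to the basis $g_k\mathbf e_k$, in which $w_0$ has all coordinates $1$. Let $\lambda_1,\dots,\lambda_d$ be nonzero scalars, and put $\lambda_0=0$, $g_0=1$, $g_k=g_{k-1}/\lambda_k$,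
\[
\sigma_k=z_k\lambda_k,\qquad\tau_k=y_k/\lambda_k\quad(1\le k\le d),\qquad\sigma_0=\tau_{d+1}=0 .
\]
Identify a function $h$ on $\{0,\dots,d\}$ with the vector $\sum_kg_kh(k)\mathbf e_k$. By \eqref{eq:entries},
\begin{equation}\label{eq:ops}
\begin{aligned}
(Ah)(k)&=\theta_kh(k)+\lambda_kh(k-1),\\
(A^*h)(k)&=\sigma_kh(k-1)+x_kh(k)+\tau_{k+1}h(k+1);
\end{aligned}
\end{equation}
the values $h(-1)$ and $h(d+1)$ may be chosen freely, since their coefficients vanish. The constant function $1$ is an eigenvector of $A^*$ for $\theta_0^*$ if and only if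
\begin{equation}\label{eq:rowsum}
\sigma_k+x_k+\tau_{k+1}=\theta_0^*\qquad(0\le k\le d),
\end{equation}
and in that case
\begin{equation}\label{eq:diffop}
(A^*h)(k)=\theta_0^*h(k)+\sigma_k\bigl(h(k-1)-h(k)\bigr)+\tau_{k+1}\bigl(h(k+1)-h(k)\bigr).
\end{equation}
Choosing $\lambda_k$ amounts to factoring $y_kz_k=\sigma_k\tau_k$. This is what the parameters $e,f$ are for: in Family~I, for instance, $y_kz_k$ is a product of four factors linear in $q^k$, and we give to $\sigma_k$ the factor that vanishes at $k=0$ and the factor containing $e$, and to $\tau_k$ the other two.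

In each family we give $\lambda_k$ and functions $h_0=1,h_1,\dots,h_d$ with $h_i(k)=0$ for $0\le k<i$ and $h_i(i)\ne0$. These form a basis, and we verify \eqref{eq:rowsum} and
\begin{equation}\label{eq:goal}
(A-\theta_i)h_i=\kappa_{i+1}h_{i+1}\ \ (0\le i\le d,\ h_{d+1}=0),\qquad A^*h_i=\theta_i^*h_i+\varphi_i'h_{i-1},\ \ \varphi_i'\ne0\ \ (1\le i\le d).
\end{equation}

\subsection*{Family I}
Write $t=q^k$ and put $\lambda_k=-(t-1)(rat+e)/(rt)$, which is nonzero for $1\le k\le d$ by (S) and (Y). Then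
\[
\sigma_k=-(t-1)(rat+e),\qquad\tau_{k+1}=-(t-q^d)(raqt+f),
\]
and these formulas also give $\lambda_0=\sigma_0=\tau_{d+1}=0$. With $\theta_0^*=\alpha^*+e+fq^d$,
\begin{align*}
\theta_0^*-\sigma_k-\tau_{k+1}&=\alpha^*+e+fq^d+(rat^2+et-rat-e)+(raqt^2+ft-raq^{d+1}t-fq^d)\\
&=\alpha^*+(e+f-ra-raq^{d+1})t+ra(1+q)t^2=x_k,
\end{align*}
which is \eqref{eq:rowsum}. Let $h_i(k)=\prod_{j=0}^{i-1}(1-q^{j-k})$ for all integers $k$. It vanishes for $0\le k<i$, $h_i(i)\ne0$ for $i\le d$ by (S), and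
\begin{equation}\label{eq:hI}
h_{i+1}(k)=(1-q^i/t)\,h_i(k)=(1-1/t)\,h_i(k-1).
\end{equation}
By \eqref{eq:diffI}, $\theta_k-\theta_i=(1-q^i/t)(at-bq^{-i})$. So \eqref{eq:ops} and \eqref{eq:hI} give
\[
\bigl((A-\theta_i)h_i\bigr)(k)=h_{i+1}(k)\bigl[at-bq^{-i}-(rat+e)/r\bigr],\qquad\kappa_{i+1}=-(bq^{-i}+e/r).
\]
Let $i\ge1$. By \eqref{eq:hI}, $(t-1)h_i(k-1)=(t-q^i)h_i(k)$, so $\sigma_k(h_i(k-1)-h_i(k))=(q^i-1)(rat+e)h_i(k)$. Also $h_i(k)=(1-q^{i-1}/t)h_{i-1}(k)$ and $h_i(k+1)=(1-1/(qt))h_{i-1}(k)$, so $h_i(k+1)-h_i(k)=h_{i-1}(k)(q^i-1)/(qt)$. By \eqref{eq:diffop}, $(A^*h_i)(k)$ is $h_{i-1}(k)$ times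
\[
\Bigl(1-\frac{q^{i-1}}t\Bigr)\bigl[\alpha^*+eq^i+fq^d+(q^i-1)rat\bigr]-\frac{q^i-1}{qt}(t-q^d)(raqt+f).
\]
In this Laurent polynomial in $t$, the terms $\pm(q^i-1)rat$ cancel. The coefficient of $1/t$ is
\[
-q^{i-1}(\alpha^*+eq^i+fq^d)+(q^i-1)fq^{d-1}=-q^{i-1}\theta_i^* .
\]
The constant term minus $\theta_i^*$ is, since $fq^d-fq^{d-i}=(q^i-1)fq^{d-i}$,
\[
(q^i-1)\bigl[fq^{d-i}-raq^{i-1}-fq^{-1}+raq^d\bigr]=q^{-1}(q^i-1)(q^{d-i+1}-1)(raq^i+f)=:\varphi_i' .
\]
So the factor equals $(1-q^{i-1}/t)\theta_i^*+\varphi_i'$, which is \eqref{eq:goal}; $\varphi_i'\ne0$ by (S) and (Y).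

\subsection*{Family II}
Put $\lambda_k=-k(rbk+e)/r$. Then $\sigma_k=-k(rbk+e)$ and $\tau_{k+1}=-(k-d)(rbk+rb+f)$, valid for $0\le k\le d$. With $\theta_0^*=\alpha^*+d(f+rb)$,
\[
\theta_0^*-\sigma_k-\tau_{k+1}=\alpha^*+d(f+rb)+rbk^2+ek+rbk^2+(rb+f)k-drbk-d(rb+f)=x_k .
\]
Let $h_i(k)=\prod_{j=0}^{i-1}(k-j)$, so that $h_i(i)=i!\ne0$ and $h_{i+1}(k)=(k-i)h_i(k)=kh_i(k-1)$. By \eqref{eq:diffII},
\[
\bigl((A-\theta_i)h_i\bigr)(k)=h_{i+1}(k)\bigl[a+b(k+i)-bk-e/r\bigr],\qquad\kappa_{i+1}=a+bi-e/r .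
\]
Let $i\ge1$. Then $\sigma_k(h_i(k-1)-h_i(k))=(rbk+e)\bigl(k-(k-i)\bigr)h_i(k)=i(rbk+e)h_i(k)$. From $h_i(k)=(k-i+1)h_{i-1}(k)$ and $h_i(k+1)=(k+1)h_{i-1}(k)$ we get $h_i(k+1)-h_i(k)=ih_{i-1}(k)$. By \eqref{eq:diffop}, $(A^*h_i)(k)$ is $h_{i-1}(k)$ times
\begin{multline*}
(k-i+1)\theta_0^*+i\bigl\{(k-i+1)(rbk+e)-(k-d)(rbk+rb+f)\bigr\}\\
=(k-i+1)\theta_0^*+i\bigl\{k\bigl(e-f+rb(d-i)\bigr)-(i-1)e+d(rb+f)\bigr\}.
\end{multline*}
Since $\theta_i^*=\theta_0^*+i(e-f+rb(d-i))$, this equals $(k-i+1)\theta_i^*+\varphi_i'$ with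
\[
\varphi_i'=i\bigl[d(rb+f)-(i-1)f+(i-1)(d-i)rb\bigr]=i(d-i+1)(rbi+f)\ne0,
\]
where we used $d+(i-1)(d-i)=i(d-i+1)$.

\subsection*{Family III}
Subtracting scalars from $A$ and $A^*$, we may take $\alpha=\alpha^*=0$. Let $c=e$ if $d$ is odd and $c=f$ if $d$ is even. Put $\lambda_k=-bk$ for $k$ even and $\lambda_k=bk+c/r$ for $k$ odd; these are nonzero for $1\le k\le d$ by (S) and (Y). Then:
\[
\begin{array}{c|c|c|c}
&\sigma_k&\tau_{k+1}\ (d\text{ odd})&\tau_{k+1}\ (d\text{ even})\\\hline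
k\text{ even}&-rbk&rb(k+1)+f&rb(k-d)\\
k\text{ odd}&-(rbk+c)&rb(k-d)&rb(k+1)+e
\end{array}
\]
and these formulas give $\sigma_0=\tau_{d+1}=0$. The sum $\sigma_k+x_k+\tau_{k+1}$ is
\begin{align*}
d\text{ odd},\ k\text{ even}:\quad&-rbk-\tfrac{rb}2-\tfrac{e+f+rb(d+1)}2+rbk+rb+f=\tfrac{f-e-rbd}2,\\
d\text{ odd},\ k\text{ odd}:\quad&-rbk-e-\tfrac{rb}2+\tfrac{e+f+rb(d+1)}2+rbk-rbd=\tfrac{f-e-rbd}2,\\
d\text{ even},\ k\text{ even}:\quad&-rbk-\tfrac{rb}2+\tfrac{e-f+rb(d+1)}2+rbk-rbd=\tfrac{e-f-rbd}2,\\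
d\text{ even},\ k\text{ odd}:\quad&-rbk-f-\tfrac{rb}2-\tfrac{e-f+rb(d+1)}2+rbk+rb+e=\tfrac{e-f-rbd}2,
\end{align*}
which is $\theta_0^*$ in each case. Note that $\theta_i^*=(-1)^i(\theta_0^*+rbi)$ for both parities of $d$.

Let $H_m(n)=\prod_{j=0}^{m-1}(n-2j)$. Then
\begin{equation}\label{eq:H}
nH_m(n-2)=(n-2m)H_m(n)=H_{m+1}(n),\qquad H_m(n+2)-H_m(n)=2mH_{m-1}(n),
\end{equation}
where the last expression is read as $0$ for $m=0$; for $m\ge1$ it is $[(n+2)-(n-2m+2)]H_{m-1}(n)$. Define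
\[
h_{2m}(k)=\begin{cases}H_m(k)&k\text{ even},\\H_m(k-1)&k\text{ odd},\end{cases}\qquad
h_{2m+1}(k)=\begin{cases}0&k\text{ even},\\H_m(k-1)&k\text{ odd}.\end{cases}
\]
Then $h_i(k)=0$ for $0\le k<i$, and $h_{2m}(2m)=h_{2m+1}(2m+1)=2\cdot4\cdots2m\ne0$ for $2m\le d$.

\emph{The action of $A-\theta_i$.} Let $i=2m$. For $k$ even the value is $b(k-2m)H_m(k)-bkH_m(k-2)=0$, and for $k$ odd it is $[-(2a+b(k+2m))+bk+c/r]H_m(k-1)$. So $\kappa_{i+1}=c/r-2a-bi$ for $i$ even. Let $i=2m+1$. For $k$ even the value is $-bkH_m(k-2)=-bH_{m+1}(k)$, and for $k$ odd it is $-b(k-1-2m)H_m(k-1)=-bH_{m+1}(k-1)$. So $\kappa_{i+1}=-b\ne0$ for $i$ odd.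

\emph{The action of $A^*$ for $i=2m\ge2$.} For $k$ even, \eqref{eq:diffop} and \eqref{eq:H} give $\theta_0^*H_m(k)-rb[(k-2m)-k]H_m(k)=\theta_i^*h_i(k)$, and $h_{i-1}(k)=0$. For $k$ odd they give $\theta_0^*H_m(k-1)+i\tau_{k+1}H_{m-1}(k-1)$. As $H_m(k-1)=(k+1-i)H_{m-1}(k-1)$, this equals $\theta_i^*h_i(k)+i[\tau_{k+1}-rb(k+1-i)]h_{i-1}(k)$, and the table shows that the bracket does not depend on $k$:
\[
\varphi_i'=rbi(i-d-1)\quad(d\text{ odd}),\qquad\varphi_i'=i(rbi+e)\quad(d\text{ even}).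
\]

\emph{The action of $A^*$ for $i=2m+1$.} For $k$ even, \eqref{eq:ops} gives $-rbkH_m(k-2)+\tau_{k+1}H_m(k)=[\tau_{k+1}-rb(k-2m)]h_{i-1}(k)$, while $h_i(k)=0$. By the table, the bracket is
\[
\varphi_i'=rbi+f\quad(d\text{ odd}),\qquad\varphi_i'=rb(i-d-1)\quad(d\text{ even}).
\]
For $k$ odd the value is $x_kH_m(k-1)$ and $h_i(k)=h_{i-1}(k)=H_m(k-1)$, so we need $x_k-\varphi_i'=\theta_i^*$. For $d$ odd, $x_k-\varphi_i'=\frac{e+f+rbd}2-rbi-f=-(\theta_0^*+rbi)$. For $d$ even, $x_k-\varphi_i'=-\frac{e-f+rb(d+2)}2-rbi+rb(d+1)=-(\theta_0^*+rbi)$. So \eqref{eq:goal} holds. In all four formulas for $\varphi_i'$, the integer factors are even of absolute value between $2$ and $d$, and the factors $rbi+e$, $rbi+f$ are nonzero by (Y).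

\subsection*{Family IV}
Put $(\lambda_1,\lambda_2,\lambda_3)=(f/r,\ s,\ f/r+s)$. Then $(\sigma_0,\dots,\sigma_3)=(0,f,rs,f+rs)$ and $(\tau_1,\dots,\tau_4)=(e,rs,e+rs,0)$. In characteristic $2$ the four sums $\sigma_k+x_k+\tau_{k+1}$ are $\xi+e$, $f+(\xi+e+f+rs)+rs$, $rs+\xi+(e+rs)$, $(f+rs)+(\xi+e+f+rs)$, all equal to $\xi+e=\theta_0^*$. Listing values at $k=0,1,2,3$, let $h_0=(1,1,1,1)$, $h_1=(0,1,0,1)$, $h_2=(0,0,1,1)$, $h_3=(0,0,0,1)$. By \eqref{eq:ops} and $\delta+\varepsilon+s=0$,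
\begin{align*}
(A-\theta_0)h_0&=(0,\ \delta+f/r,\ s+s,\ \varepsilon+f/r+s)=(\delta+f/r)h_1,\\
(A-\theta_1)h_1&=(0,\ 0,\ s,\ \delta+\varepsilon)=sh_2,\\
(A-\theta_2)h_2&=(0,\ 0,\ 0,\ \delta+f/r+s)=(\varepsilon+f/r)h_3,\qquad(A-\theta_3)h_3=0,\\
A^*h_1&=(e,\ x_1,\ rs+e+rs,\ x_1)=(x_1+e)h_1+eh_0=(\xi+f+rs)h_1+eh_0,\\
A^*h_2&=(0,\ rs,\ \xi+e+rs,\ \xi+e)=(\xi+e+rs)h_2+rs\,h_1,\\
A^*h_3&=(0,\ 0,\ e+rs,\ \xi+e+f+rs)=(\xi+f)h_3+(e+rs)h_2 .
\end{align*}
So $\kappa_1=\delta+f/r$, $\kappa_2=s$, $\kappa_3=\varepsilon+f/r$, and $\varphi_i'=e,rs,e+rs$ are nonzero.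

\subsection*{The second basis}
In Families I, II, III ($d$ odd) and IV, the exchange $e\leftrightarrow f$ preserves the matrices and the conditions (S), (D), (Y), and it turns $\theta_i^*$ into $\theta_{d-i}^*$. This is visible in I and IV. In II, both $\theta^*_{d-i}$ and the exchanged $\theta_i^*$ equal $\alpha^*+drb+(d-i)e+if+rbi(d-i)$. In III with $d$ odd, $\theta^*_{d-i}=\alpha^*+(-1)^{d-i}\frac{f-e+rb(d-2i)}2=\alpha^*+(-1)^i\frac{e-f+rb(2i-d)}2$. So the construction above with $e,f$ exchanged gives a basis $w_i'$ with $(A-\theta_i)w_i'=\kappa'_{i+1}w'_{i+1}$ and $(A^*-\theta^*_{d-i})w_i'\in\mathbb Fw'_{i-1}$, where $\kappa_i'$ is $\kappa_i$ with $e,f$ exchanged.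

Family III with $d$ even has no such symmetry. Moreover $\theta_d^*$ equals the common value of $x_k$ for even $k$, and the eigenvector of $A^*$ for $\theta_d^*$ found below has zero coordinates at all odd $k$, so it cannot be normalized to the constant function. We build the basis directly. Again let $\alpha=\alpha^*=0$, and let
\[
x_{\rm ev}=\frac{e-f+rbd}2,\qquad x_{\rm od}=-\frac{e-f+rb(d+2)}2
\]
be the values of $x_k$ for even and odd $k$. A vector $\sum_{k\text{ even}}G_k\mathbf e_k$ is an eigenvector of $A^*$ for $x_{\rm ev}$ when its image has zero odd coordinates, that is, when $-rG_{k-2}+y_kG_k=0$ for even $k\ge2$. So define $G_0=1$ and, for even $k$ with $2\le k\le d$,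
\begin{equation}\label{eq:G}
rG_{k-2}=y_kG_k=-bk(rbk+e)G_k ;
\end{equation}
the $G_k$ are well defined and nonzero since $y_k\ne0$. With sums over $0\le k\le d$, put
\[
w'_{2m}=\sum_{k\text{ even}}G_kH_m(k)\mathbf e_k,\qquad o_m=\sum_{k\text{ odd}}G_{k-1}H_m(k-1)\mathbf e_k,\qquad w'_{2m+1}=b\,w'_{2m+2}+o_m .
\]
Here $w'_{d+2}=0$ and $o_{d/2}=0$, so $w'_{d+1}=0$. For $0\le i\le d$ the first nonzero coordinate of $w_i'$ is at $\mathbf e_i$, so $w_0',\dots,w_d'$ is a basis.

\emph{The action of $A$.} In $(A-\theta_{2m})w'_{2m}$ the even part is $\sum_kG_kb(k-2m)H_m(k)\mathbf e_k=b\,w'_{2m+2}$ and the odd part is $o_m$, so $(A-\theta_{2m})w'_{2m}=w'_{2m+1}$. In $(A-\theta_{2m+1})w'_{2m+1}$ the coordinate at odd $k$ is $G_{k-1}[-b(k-1-2m)H_m(k-1)+bH_{m+1}(k-1)]=0$. At even $k\ge2$ it is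
\[
\bigl(2a+b(k+2m+1)\bigr)bG_kH_{m+1}(k)+G_{k-2}H_m(k-2)=b\bigl(2a+b(2m+1)-e/r\bigr)G_kH_{m+1}(k),
\]
because $G_{k-2}H_m(k-2)=-b(bk+e/r)G_kH_{m+1}(k)$ by \eqref{eq:G} and \eqref{eq:H}. At $k=0$ it is zero, as is $H_{m+1}(0)$. Hence
\[
\kappa'_{i+1}=1\quad(i\text{ even}),\qquad\kappa'_{i+1}=b(2a+bi-e/r)\quad(i\text{ odd}).
\]

\emph{The action of $A^*$ on $w'_{2m}$.} The even part is $x_{\rm ev}w'_{2m}$. At odd $k$, since $z_k=-r$ and $y_{k+1}G_{k+1}=rG_{k-1}$, the coordinate is $rG_{k-1}[H_m(k+1)-H_m(k-1)]=2mrG_{k-1}H_{m-1}(k-1)$. Thus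
\begin{equation}\label{eq:Aeven}
A^*w'_{2m}=x_{\rm ev}w'_{2m}+2mr\,o_{m-1}=(x_{\rm ev}-2mrb)w'_{2m}+2mr\,w'_{2m-1},
\end{equation}
where the terms with factor $m$ are absent for $m=0$, and $x_{\rm ev}-2mrb=\theta^*_{d-2m}$.

\emph{The action of $A^*$ on $o_m$.} The odd part is $x_{\rm od}o_m$. At even $k\ge2$ the coordinate is $rG_{k-2}H_m(k-2)+y_{k+1}G_kH_m(k)$. The first term is $-b(rbk+e)(k-2m)G_kH_m(k)$ by \eqref{eq:G} and \eqref{eq:H}; at $k=0$ the first term is absent, and this expression vanishes as well, since $(k-2m)H_m(k)=H_{m+1}(0)=0$. As $y_{k+1}=b(k-d)(rbk+rb+f)$, also for $k=d$, the coordinate at every even $k$ is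
\[
bG_kH_m(k)\bigl[-(k-2m)(rbk+e)+(k-d)(rbk+rb+f)\bigr].
\]
In the bracket the terms in $k^2$ cancel, the coefficient of $k$ is $c_1=f-e+rb(2m+1-d)$, and the value at $k=2m$ is $c_0=(2m-d)(f+rb(2m+1))$. So the bracket is $c_1(k-2m)+c_0$, and $A^*o_m=x_{\rm od}o_m+bc_1w'_{2m+2}+bc_0w'_{2m}$.

\emph{The action of $A^*$ on $w'_{2m+1}$, $2m+1\le d-1$.} Adding $b$ times the first form of \eqref{eq:Aeven} for $m+1$ and substituting $o_m=w'_{2m+1}-bw'_{2m+2}$, we get
\[
A^*w'_{2m+1}=b\bigl[x_{\rm ev}-x_{\rm od}+c_1-(2m+2)rb\bigr]w'_{2m+2}+\bigl[x_{\rm od}+(2m+2)rb\bigr]w'_{2m+1}+bc_0w'_{2m}.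
\]
The first bracket is $0$ because $x_{\rm ev}-x_{\rm od}=e-f+rb(d+1)$. The second is $-\frac{e-f+rbd}2+rb(2m+1)=\theta^*_{d-2m-1}$. So $(A^*-\theta^*_{d-i})w_i'\in\mathbb Fw'_{i-1}$ for all $i$.

\begin{proof}[End of the proof of Proposition~\ref{prop:families}]
Let $w_i$ be the vector given by $h_i$. In this basis $A^*$ is triangular with diagonal $\theta_0^*,\dots,\theta_d^*$, which proves the first assertion. Comparing the values of $\kappa_i,\kappa_i'$ found above with Theorem~\ref{thm:main}, we see that in each family (K) holds if and only if $\kappa_i\ne0$ and $\kappa_i'\ne0$ for $1\le i\le d$. If (D$^*$) and (K) hold, Lemmas~\ref{lem:conditions} and~\ref{lem:criterion} show that $A,A^*$ is a Leonard pair. Conversely, let $A,A^*$ be a Leonard pair. The $\theta_i^*$ are distinct by Lemma~\ref{lem:basic}, so (D$^*$) holds. If $\kappa_{i+1}=0$ for some $i\le d-1$, then $\mathrm{span}(w_0,\dots,w_i)$ is a proper nonzero subspace invariant under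 $A$ and $A^*$, contrary to Lemma~\ref{lem:basic}; the same holds for $\kappa'_{i+1}$ and $\mathrm{span}(w_0',\dots,w_i')$. So (K) holds.
\end{proof}

\section{The Askey--Wilson relations in an adapted basis}\label{sec:AW}

It remains to show that every LB-TD pair with $d\ge3$ is given by the formulas of one of the families. The only result that we quote is the following.

\begin{theorem}[{\cite[Theorem~1.5]{TV}}]\label{thm:AW}
For any Leonard pair $A,A^*$ over a field there are scalars $\beta,\gamma,\gamma^*,\varrho,\varrho^*,\omega,\eta,\eta^*$ in the field such that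
\begin{gather}
A^2A^*-\beta AA^*A+A^*A^2-\gamma(AA^*+A^*A)-\varrho A^*=\gamma^*A^2+\omega A+\eta,\tag{AW1}\label{eq:AW1}\\
A^{*2}A-\beta A^*AA^*+AA^{*2}-\gamma^*(A^*A+AA^*)-\varrho^*A=\gamma A^{*2}+\omega A^*+\eta^*.\tag{AW2}\label{eq:AW2}
\end{gather}
\end{theorem}

Let $A,A^*$ be an LB-TD pair with $d\ge3$, fix such scalars, and fix a standard ordering $\theta_i^*$ for $A^*$.

\subsection*{The eigenvalues}
Let $P(\lambda,\mu)=\lambda^2-\beta\lambda\mu+\mu^2-\gamma(\lambda+\mu)-\varrho$, and let $E_i$ be the projection onto the $\theta_i$-eigenspace of $A$ along the other eigenspaces. Multiply \eqref{eq:AW1} by $E_{i-1}$ on the left and $E_i$ on the right. The right side, a polynomial in $A$, gives $0$, and the left side gives $P(\theta_{i-1},\theta_i)E_{i-1}A^*E_i$. By Lemma~\ref{lem:standard}, $E_{i-1}A^*E_i\ne0$, so $P(\theta_{i-1},\theta_i)=0$ for $1\le i\le d$. Since $P$ is symmetric, for $1\le i\le d-1$ the distinct elements $\theta_{i-1},\theta_{i+1}$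 are the roots of the monic quadratic $P(\lambda,\theta_i)$, whose roots add up to $\beta\theta_i+\gamma$. Hence, with the same argument for \eqref{eq:AW2},
\begin{equation}\label{eq:rec}
\theta_{i-1}-\beta\theta_i+\theta_{i+1}=\gamma,\qquad\theta^*_{i-1}-\beta\theta^*_i+\theta^*_{i+1}=\gamma^*\qquad(1\le i\le d-1).
\end{equation}
Define $\theta_{-1}$ and $\theta_{d+1}$ so that the first recurrence holds also for $i=0$ and $i=d$.

\subsection*{Shifts}
Subtracting \eqref{eq:rec} for $i=2$ from \eqref{eq:rec} for $i=1$ gives $\beta+1=(\theta_0-\theta_3)/(\theta_1-\theta_2)$. So, for $d\ge3$, the scalars $\beta,\gamma,\gamma^*$ are determined by the pair. For $c,c^*\in\mathbb F$, the pair $A+c,A^*+c^*$ is again an LB-TD pair; it has the same $\beta$, and $\gamma,\gamma^*$ become $\gamma+(2-\beta)c$, $\gamma^*+(2-\beta)c^*$. Each family is closed under such shifts, which only change $\alpha,\alpha^*$ (or $\theta_0,\xi$). So we may shift at will, always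 using scalars from Theorem~\ref{thm:AW} for the shifted pair. If $\beta\ne2$ we can reach $\gamma=\gamma^*=0$.

\subsection*{The entries}
Call a basis $b_0,\dots,b_d$ \emph{adapted} if $Ab_i=\theta_ib_i+b_{i+1}$ and $A^*b_i=z_{i+1}b_{i+1}+x_ib_i+y_ib_{i-1}$ for some scalars $x_i,y_i,z_i$ (with $b_{-1}=b_{d+1}=0$, $y_0=y_{d+1}=0$). The basis $\mathbf e_i$ is adapted. By Lemmas~\ref{lem:standard} and~\ref{lem:split}, so is the split basis, with $z_i=0$, $x_i=\theta_i^*$, $y_i=\varphi_i$. The coefficients far below the diagonal in \eqref{eq:AW1} involve few entries, so we read the relation from the bottom up: first only $z$ appears, then $x$, then $y$.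

\begin{lemma}\label{lem:eqs}
In any adapted basis,
\begin{align}
&z_{i+1}-\beta z_{i+2}+z_{i+3}=0&&(0\le i\le d-3),\label{eq:z}\\
&x_i-\beta x_{i+1}+x_{i+2}=\gamma^*-z_{i+1}(\theta_{i+2}-\theta_{i-1})+z_{i+2}(\theta_{i+3}-\theta_i)&&(0\le i\le d-2),\label{eq:x}\\
&y_i-\beta y_{i+1}+y_{i+2}=\gamma^*(\theta_i+\theta_{i+1})+\omega\notag\\
&\qquad\qquad-x_i(\theta_i-\theta_{i-1})+x_{i+1}(\theta_{i+2}-\theta_{i+1})&&(0\le i\le d-1),\label{eq:y}\\
&\beta(z_2^2-z_1z_3)=0,\label{eq:z2}\\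
&z_2(x_1+x_2-\beta x_0)+z_1(x_0+x_1-\beta x_2)=\gamma^*(z_1+z_2).\label{eq:x2}
\end{align}
\end{lemma}

\begin{proof}
We have $A^2b_j=\theta_j^2b_j+(\theta_j+\theta_{j+1})b_{j+1}+b_{j+2}$. Applying the terms of \eqref{eq:AW1} to $b_i$ gives the following coefficients.
\[
\begin{array}{c|c|c|c}
&b_{i+3}&b_{i+2}&b_{i+1}\\\hline
A^2A^*&z_{i+1}&x_i+z_{i+1}(\theta_{i+1}+\theta_{i+2})&y_i+x_i(\theta_i+\theta_{i+1})+z_{i+1}\theta_{i+1}^2\\
AA^*A&z_{i+2}&x_{i+1}+z_{i+1}\theta_i+z_{i+2}\theta_{i+2}&y_{i+1}+x_i\theta_i+x_{i+1}\theta_{i+1}+z_{i+1}\theta_i\theta_{i+1}\\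
A^*A^2&z_{i+3}&x_{i+2}+z_{i+2}(\theta_i+\theta_{i+1})&y_{i+2}+x_{i+1}(\theta_i+\theta_{i+1})+z_{i+1}\theta_i^2\\
AA^*+A^*A&0&z_{i+1}+z_{i+2}&x_i+x_{i+1}+z_{i+1}(\theta_i+\theta_{i+1})\\
A^*&0&0&z_{i+1}\\
A^2&0&1&\theta_i+\theta_{i+1}\\
A&0&0&1
\end{array}
\]
The first column gives \eqref{eq:z}. In the second column, $z_{i+1}$ appears with the factor $\theta_{i+2}+(\theta_{i+1}-\beta\theta_i-\gamma)=\theta_{i+2}-\theta_{i-1}$ and $z_{i+2}$ with $\theta_i+(\theta_{i+1}-\beta\theta_{i+2}-\gamma)=\theta_i-\theta_{i+3}$, by \eqref{eq:rec}; this gives \eqref{eq:x}. In the third column, $z_{i+1}$ appears with the factor $P(\theta_i,\theta_{i+1})=0$, $x_i$ with $\theta_i+(\theta_{i+1}-\beta\theta_i-\gamma)=\theta_i-\theta_{i-1}$, and $x_{i+1}$ with $\theta_{i+1}+(\theta_i-\beta\theta_{i+1}-\gamma)=\theta_{i+1}-\theta_{i+2}$; this gives \eqref{eq:y}.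

The coefficient of $b_{j+1}$ in $A^{*2}b_j$ is $z_{j+1}(x_j+x_{j+1})$ and that of $b_{j+2}$ is $z_{j+1}z_{j+2}$. Applying the terms of \eqref{eq:AW2} to $b_0$ gives
\[
\begin{array}{c|c|c}
&b_3&b_2\\\hline
A^{*2}A&z_2z_3&z_2(x_1+x_2)+\theta_0z_1z_2\\
A^*AA^*&z_1z_3&x_0z_2+z_1x_2+\theta_1z_1z_2\\
AA^{*2}&z_1z_2&z_1(x_0+x_1)+\theta_2z_1z_2\\
A^*A+AA^*&0&z_1+z_2\\
A^{*2}&0&z_1z_2
\end{array}
\]
and the other terms contribute nothing. The first column gives $z_2(z_1+z_3)-\beta z_1z_3=0$, and $z_1+z_3=\beta z_2$ by \eqref{eq:z}; this is \eqref{eq:z2}. In the second column the terms with $z_1z_2$ cancel by \eqref{eq:rec}, leaving \eqref{eq:x2}.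
\end{proof}

The plan is now visible. Equations \eqref{eq:z}, \eqref{eq:x}, \eqref{eq:y} are second-order recurrences, each with a two-dimensional space of homogeneous solutions. Equation \eqref{eq:z2} removes one free constant from $z$, equation \eqref{eq:x2} removes one from $x$, and the two boundary conditions $y_0=y_{d+1}=0$ remove two of the three constants in $y$ (the third comes from $\omega$). Two things can go wrong. If $\beta=0$, equation \eqref{eq:z2} is empty; this happens only for $d=3$ and is treated in Section~\ref{sec:beta0}. And if the solutions of the recurrence are periodic with period $d+1$, as when $q^{d+1}=1$, then $y_{d+1}=0$ follows from $y_0=0$, and one constant too many survives. The following linear condition removes it.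

\subsection*{A linear condition on $A^*$}
Let $\theta_0,\dots,\theta_d$ be distinct and let $\psi_k,\psi_k'$ be as in \eqref{eq:psi}. For $M\in\mathrm{Mat}_{d+1}(\mathbb F)$, with $\psi$ the column $(\psi_0,\dots,\psi_d)$, put
\[
\Lambda(M)=(M\psi)_d-(M\psi)_0\psi_d-\bigl[(M\psi)_1-(M\psi)_0\psi_1\bigr]\psi_d' .
\]
This is linear in $M$ and depends only on the $\theta_i$.

\begin{lemma}\label{lem:Lambda}
\begin{itemize}
\item[\rm(i)] If $A,A^*$ is an LB-TD pair, then $\Lambda(A^*)=0$.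
\item[\rm(ii)] Put $\pi_i=\prod_{j\ne i}(\theta_i-\theta_j)$. If the only nonzero entries of $Y$ are $Y_{i-1,i}=\upsilon_i$, then
\begin{equation}\label{eq:LambdaY}
(\theta_1-\theta_0)\Lambda(Y)=\upsilon_1\Bigl(\frac1{\pi_0}+\frac1{\pi_1}\Bigr)-\frac{\upsilon_2}{\pi_1}\cdot\frac{\theta_1-\theta_0}{\theta_2-\theta_0}.
\end{equation}
\item[\rm(iii)] In Family I, II or III ($d$ odd), fix all parameters except $e,f$ so that {\rm(S)} and {\rm(D)} hold, and let $A^*(e,f)$ be the matrix given by the formulas. Then $\Lambda(A^*(e,f))=0$ for all $e,f\in\mathbb F$.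
\end{itemize}
Consequently, if in the situation of {\rm(iii)} the pair $A$, $A^*(e,f)+KY$ is an LB-TD pair for some $e,f,K\in\mathbb F$ and some matrix $Y$ with $\Lambda(Y)\ne0$, then $K=0$.
\end{lemma}

\begin{proof}
(i) By Lemma~\ref{lem:standard}, $A^*\psi=\mu\psi+\nu\psi'$ for some $\mu,\nu$. Coordinates $0$ and $1$ give $\mu=(A^*\psi)_0$ and $\nu=(A^*\psi)_1-\mu\psi_1$, and coordinate $d$ gives the claim.

(ii) We have $(Y\psi)_0=\upsilon_1\psi_1$, $(Y\psi)_1=\upsilon_2\psi_2$, $(Y\psi)_d=0$, so $\Lambda(Y)=-\upsilon_1\psi_1\psi_d-(\upsilon_2\psi_2-\upsilon_1\psi_1^2)\psi_d'$. Multiply by $\theta_1-\theta_0=-1/\psi_1$ and insert $\psi_2/\psi_1=1/(\theta_0-\theta_2)$, $\psi_d=1/\pi_0$, $\psi_d'=(\theta_1-\theta_0)/\pi_1$.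

(iii) The entries of $A^*(e,f)$, and hence $\Lambda(A^*(e,f))$, are polynomials in $e,f$. Each condition in (D$^*$), (Y), (K) says that a polynomial of degree one in $e,f$ does not vanish; let $F\ne0$ be the product of these polynomials. Where $F(e,f)\ne0$, the pair is an LB-TD pair by Proposition~\ref{prop:families} and Lemma~\ref{lem:conditions}, so $\Lambda(A^*(e,f))=0$ by (i). Thus $F\cdot\Lambda(A^*(e,f))$ vanishes on $\mathbb F^2$. As $\mathbb F$ is infinite, this product is the zero polynomial, and as the polynomial ring is a domain, $\Lambda(A^*(e,f))=0$.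

The last assertion follows from $0=\Lambda(A^*(e,f)+KY)=K\Lambda(Y)$.
\end{proof}

\section{The case $d=3$, $\beta=0$}\label{sec:beta0}

When $\beta=0$ we need a substitute for \eqref{eq:z2}. If $z_i=rq^i$ with $q+q^{-1}=0$, then $z_1^2+z_2^2=0$, and this is what we prove. The remaining coefficients of the Askey--Wilson relations involve the unknown scalars $\gamma^*,\omega,\eta,\varrho^*,\eta^*$. These are the same in all adapted bases, so we write each equation in the basis $\mathbf e_i$ and in the split basis, and eliminate. No division by $2$ occurs in this section, so everything holds in every characteristic.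

Let $A,A^*$ be an LB-TD pair with $d=3$, $\beta=0$, shifted so that $\theta_0=0$. By \eqref{eq:rec}, $\theta_{i-1}+\theta_{i+1}=\gamma$, so with $\delta=\theta_1$ and $\varepsilon=\theta_3$,
\[
(\theta_{-1},\theta_0,\dots,\theta_4)=(\varepsilon,\ 0,\ \delta,\ \delta+\varepsilon,\ \varepsilon,\ 0),\qquad\gamma=\delta+\varepsilon,
\]
where $\delta,\varepsilon,\delta+\varepsilon,\delta-\varepsilon$ are nonzero. From $P(\theta_0,\theta_1)=0$ we get $\varrho=\delta^2-\gamma\delta=-\delta\varepsilon$. Write $\Gamma=\gamma^*$.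

\begin{lemma}\label{lem:E}
In any adapted basis, with $D=z_1\delta-z_2\varepsilon$,
\begin{align*}
&\text{\rm(E1)}\quad z_3=-z_1,\\
&\text{\rm(E2)}\quad x_0+x_2=\Gamma-D,\qquad x_1+x_3=\Gamma+D,\\
&\text{\rm(E3)}\quad y_2=\varepsilon(x_0+x_1)+\Gamma\delta+\omega,\\
&\text{\rm(E4)}\quad\eta=\delta\varepsilon x_0-\varepsilon y_1,\\
&\text{\rm(E5)}\quad2y_1-y_2=z_1(\delta^2+\varepsilon^2)+2\delta x_0-(\delta+\varepsilon)x_1-(\delta-\varepsilon)x_3,\\
&\text{\rm(E6)}\quad\varrho^*=x_0^2+x_1^2-\Gamma(x_0+x_1)+2z_1y_1-(z_1-z_2)y_2,\\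
&\text{\rm(E7)}\quad\eta^*=-(\delta+\varepsilon)(x_0^2+z_1y_1)+y_1(x_0+x_1-\Gamma)-\omega x_0,\\
&\text{\rm(E8)}\quad z_1(x_0+x_1-\Gamma)+z_2(x_1+x_2-\Gamma)=0 .
\end{align*}
\end{lemma}

\begin{proof}
(E1) is \eqref{eq:z}. (E2) is \eqref{eq:x} for $i=0$, where the right side is $\Gamma-z_1\delta+z_2\varepsilon$, and for $i=1$, where it is $\Gamma-z_2\varepsilon-z_3\delta$. (E3) is \eqref{eq:y} for $i=0$, and (E8) is \eqref{eq:x2}. For (E4) take the coefficient of $b_0$ in \eqref{eq:AW1} applied to $b_0$. Since $\theta_0=0$, the image of $A$ has no $b_0$-component, so only $A^*A^2$, $A^*A$, $A^*$ and the identity contribute: $\theta_1y_1-\gamma y_1-\varrho x_0=\eta$.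

For (E6) and (E7) apply the terms of \eqref{eq:AW2} to $b_0$, using $Ab_0=b_1$:
\[
\begin{array}{c|c|c}
&b_1&b_0\\\hline
A^{*2}A&x_1^2+z_1y_1+z_2y_2&y_1(x_0+x_1)\\
AA^{*2}&x_0^2+z_1y_1+\delta z_1(x_0+x_1)&0\\
A^*A+AA^*&x_0+x_1+\delta z_1&y_1\\
A&1&0\\
A^{*2}&z_1(x_0+x_1)&x_0^2+z_1y_1\\
A^*&z_1&x_0
\end{array}
\]
The second column gives (E7). The first gives
\[
\varrho^*=x_0^2+x_1^2-\Gamma(x_0+x_1)+2z_1y_1+z_2y_2-z_1\bigl[\varepsilon(x_0+x_1)+\Gamma\delta+\omega\bigr],
\]
and the bracket is $y_2$ by (E3).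

For (E5), the eigenvectors \eqref{eq:psi} have coordinates $\psi=\bigl(1,-\frac1\delta,\frac1{\delta(\delta+\varepsilon)},-\frac1{\delta\varepsilon(\delta+\varepsilon)}\bigr)$ and $\psi'=\bigl(0,1,-\frac1\varepsilon,-\frac1{\varepsilon(\delta-\varepsilon)}\bigr)$, and $A^*\psi=\mu\psi+\nu\psi'$ by Lemma~\ref{lem:standard}. Coordinate $0$ gives $\mu=x_0-y_1/\delta$. Coordinate $1$, times $\delta(\delta+\varepsilon)$, gives $\nu\delta(\delta+\varepsilon)=z_1\delta(\delta+\varepsilon)+(\delta+\varepsilon)(\mu-x_1)+y_2$. Coordinate $3$, times $-\delta\varepsilon(\delta+\varepsilon)$, gives $\varepsilon z_1+x_3=\mu+\nu\delta(\delta+\varepsilon)/(\delta-\varepsilon)$, by (E1). Eliminating $\nu$,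
\[
(\delta-\varepsilon)(\varepsilon z_1+x_3-\mu)=z_1\delta(\delta+\varepsilon)+(\delta+\varepsilon)(\mu-x_1)+y_2,
\]
that is, $2\delta\mu=-z_1(\delta^2+\varepsilon^2)+(\delta-\varepsilon)x_3+(\delta+\varepsilon)x_1-y_2$. Insert $2\delta\mu=2\delta x_0-2y_1$.
\end{proof}

\begin{lemma}\label{lem:beta0}
For an LB-TD pair with $d=3$ and $\beta=0$ we have $z_3=-z_1$ and $z_1^2+z_2^2=0$.
\end{lemma}

\begin{proof}
Let $x,y,z,D$ refer to the basis $\mathbf e_i$, and shift $A^*$ so that $x_0=0$. Put $u=\theta_0^*$, $v=\theta_1^*-x_1$, $\Delta=v-u$. We compare each equation with its version in the split basis.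

\emph{Step 1: $\Delta$.} (E4) gives $\varphi_1=y_1+\delta u$, (E3) gives $\varphi_2=y_2+\varepsilon(u+v)$, and the second equation in (E2) gives $\theta_3^*-x_3=-v-D$. Subtracting the two versions of (E5),
\[
2\delta u-\varepsilon(u+v)=-z_1(\delta^2+\varepsilon^2)+2\delta u-(\delta+\varepsilon)v+(\delta-\varepsilon)(v+D),
\]
so $\varepsilon\Delta=-z_1(\delta^2+\varepsilon^2)+(\delta-\varepsilon)(z_1\delta-z_2\varepsilon)$. Dividing by $\varepsilon$,
\begin{equation}\label{eq:Delta}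
\Delta=-z_1(\delta+\varepsilon)-z_2(\delta-\varepsilon),\qquad\Delta+D=-(\varepsilon z_1+\delta z_2).
\end{equation}

\emph{Step 2: $z_2y_1$.} Equating the two versions of (E7),
\[
-(\delta+\varepsilon)u^2+(y_1+\delta u)(u+v+x_1-\Gamma)-\omega u=-(\delta+\varepsilon)z_1y_1+y_1(x_1-\Gamma).
\]
With $\omega=y_2-\varepsilon x_1-\Gamma\delta$ from (E3), this becomes
\[
-\varepsilon u^2+\delta uv+(\delta+\varepsilon)ux_1-uy_2+y_1\bigl(u+v+(\delta+\varepsilon)z_1\bigr)=0 .
\]
By \eqref{eq:Delta}, $u+v+(\delta+\varepsilon)z_1=2u-(\delta-\varepsilon)z_2$. Inserting $v=u+\Delta$, and (E5) for $2y_1-y_2$, the terms in $x_1$ cancel and we get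
\[
(\delta-\varepsilon)u^2+u\bigl[\delta\Delta+z_1(\delta^2+\varepsilon^2)\bigr]-(\delta-\varepsilon)ux_3=(\delta-\varepsilon)z_2y_1 .
\]
The bracket is $z_1(\varepsilon^2-\delta\varepsilon)-z_2\delta(\delta-\varepsilon)=-(\delta-\varepsilon)(\varepsilon z_1+\delta z_2)$. Dividing by $\delta-\varepsilon$,
\begin{equation}\label{eq:z2y1}
z_2y_1=u(u-x_3-\varepsilon z_1-\delta z_2).
\end{equation}

\emph{Step 3: elimination of $u$.} Equating the two versions of (E6),
\[
u^2+v^2+2x_1v-\Gamma(u+v)=2z_1y_1-(z_1-z_2)y_2=(z_1-z_2)(2y_1-y_2)+2z_2y_1 .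
\]
With $\Gamma=x_1+x_3-D$ and $v=u+\Delta$, the left side is $2u^2+2u(\Delta+D-x_3)+\Delta(\Delta+D)+\Delta(x_1-x_3)$. By \eqref{eq:Delta} and \eqref{eq:z2y1}, the first two terms add up to $2z_2y_1$. Inserting (E5) on the right, there remains
\[
\Delta(\Delta+D)+\Delta(x_1-x_3)-(z_1-z_2)\bigl[z_1(\delta^2+\varepsilon^2)-(\delta+\varepsilon)x_1-(\delta-\varepsilon)x_3\bigr]=0 .
\]

\emph{Step 4: elimination of $x_1,x_3$.} The coefficient of $x_1$ is $\Delta+(z_1-z_2)(\delta+\varepsilon)=-2\delta z_2$, and that of $x_3$ is $-\Delta+(z_1-z_2)(\delta-\varepsilon)=2\delta z_1$. By (E2) with $x_0=0$ we have $x_1-\Gamma=D-x_3$ and $x_2-\Gamma=-D$, so (E8) reads $z_1(D-x_3)+z_2(x_1-D)=0$, that is, $z_1x_3-z_2x_1=(z_1-z_2)D$. Hence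
\[
\bigl[z_1(\delta+\varepsilon)+z_2(\delta-\varepsilon)\bigr](\varepsilon z_1+\delta z_2)+(z_1-z_2)\bigl[z_1(\delta^2-\varepsilon^2)-2\delta\varepsilon z_2\bigr]=0,
\]
where the last bracket is $2\delta D-z_1(\delta^2+\varepsilon^2)$. The coefficient of $z_1^2$ is $\varepsilon(\delta+\varepsilon)+\delta^2-\varepsilon^2=\delta(\delta+\varepsilon)$, that of $z_1z_2$ is $\delta(\delta+\varepsilon)+\varepsilon(\delta-\varepsilon)-2\delta\varepsilon-\delta^2+\varepsilon^2=0$, and that of $z_2^2$ is $\delta(\delta-\varepsilon)+2\delta\varepsilon=\delta(\delta+\varepsilon)$. So $\delta(\delta+\varepsilon)(z_1^2+z_2^2)=0$.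
\end{proof}

\section{Solving the recurrences}\label{sec:solve}

\begin{proposition}\label{prop:shape}
Let $d\ge3$. Every LB-TD pair is given by the formulas of one of the Families I--IV, with parameters that satisfy {\rm(S)}.
\end{proposition}

In the proof, $x,y,z$ refer to the basis $\mathbf e_i$, and the $\theta_i$ are distinct by Lemma~\ref{lem:basic}. For a sequence $(s_i)$ put $(Ls)_i=s_i-\beta s_{i+1}+s_{i+2}$. A solution of $Ls=t$ on an interval of integers is determined by two consecutive values, so it is the sum of any particular solution and a combination of two homogeneous solutions that are independent on two consecutive indices. Since $\mathbb F$ is algebraically closed, $\beta=q+q^{-1}$ for some $q\ne0$, and $\beta\mp2=(q\mp1)^2/q$. So exactly one of the following holds: $q\ne\pm1$, with homogeneous solutions $q^i,q^{-i}$; $\beta=2$ and $p\ne2$, with $1,i$; $\beta=-2$ and $p\ne2$, with $(-1)^i,(-1)^ii$; $\beta=0$ and $p=2$. We also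 use that any two elements of $\mathbb F$ are the sum and product of some $e,f\in\mathbb F$, and, for an odd prime $p$, that $(p-1)!=-1$ and $2^{p-1}=1$ in $\mathbb F_p$.

\subsection*{The case $q\ne\pm1$: Family I}
Shift so that $\gamma=\gamma^*=0$. By \eqref{eq:rec}, $\theta_i=aq^i+bq^{-i}$ for $-1\le i\le d+1$. By the identity \eqref{eq:diffI}, distinctness gives $q^i\ne1$ for $1\le i\le d$, and (D). The operator $L$ multiplies the sequence $q^{ji}$ by
\begin{equation}\label{eq:Lq}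
1-(q+q^{-1})q^j+q^{2j}=(1-q^{j-1})(1-q^{j+1}).
\end{equation}

\emph{The sequence $z$.} By \eqref{eq:z}, $z_i=\rho q^i+\rho'q^{-i}$, so $z_2^2-z_1z_3=-\rho\rho'(q-q^{-1})^2$. If $\beta\ne0$, then \eqref{eq:z2} gives $\rho\rho'=0$. If $\beta=0$, then $q^2=-1$, so $q^4=1$ and $d=3$; by Lemma~\ref{lem:beta0}, $z_2/z_1$ is a root of $X^2+1=(X-q)(X-q^{-1})$, and $z_3=-z_1$. In both cases, after replacing $q$ by $q^{-1}$ and exchanging $a,b$ if necessary, $z_i=rq^i$ with $r\ne0$. So (S) holds.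

\emph{The sequence $x$.} By \eqref{eq:diffI}, $z_{i+1}(\theta_{i+2}-\theta_{i-1})=r(q^3-1)(aq^{2i}-bq^{-1})$ and $z_{i+2}(\theta_{i+3}-\theta_i)=r(q^3-1)(aq^{2i+2}-bq^{-1})$. So \eqref{eq:x} reads $(Lx)_i=ra(q^2-1)(q^3-1)q^{2i}$, and by \eqref{eq:Lq} with $j=2$,
\[
x_i=ra(1+q)q^{2i}+x'q^i+x''q^{-i}.
\]
Dividing \eqref{eq:x2} by $z_1$ gives $(q+1)x_1-q^2x_0-q^{-1}x_2=0$. A term $q^{ji}$ of $x_i$ contributes $(q+1)q^j-q^2-q^{2j-1}=-q^{-1}(q^j-q)(q^j-q^2)$, which vanishes for $j=1,2$ and not for $j=-1$, because $q^2\ne1$ and $q^3\ne1$. So $x''=0$.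

\emph{The sequence $y$.} We have $\theta_i-\theta_{i-1}=(q-1)(aq^{i-1}-bq^{-i})$, hence
\begin{align*}
x_i(\theta_i-\theta_{i-1})&=(q-1)\bigl[ra^2(1+q)q^{3i-1}-rab(1+q)q^i+x'aq^{2i-1}-x'b\bigr],\\
x_{i+1}(\theta_{i+2}-\theta_{i+1})&=(q-1)\bigl[ra^2(1+q)q^{3i+3}-rab(1+q)q^i+x'aq^{2i+2}-x'bq^{-1}\bigr].
\end{align*}
The terms in $q^i$ cancel, and \eqref{eq:y} reads
\[
(Ly)_i=\text{const}+ra^2(q^2-1)(q^4-1)q^{3i-1}+x'a(q-1)(q^3-1)q^{2i-1}\qquad(0\le i\le d-1).
\]
By \eqref{eq:Lq} for $j=3,2,0$, and since $2-\beta\ne0$, the sequence $ra^2q^{3i-1}+x'aq^{2i-1}$ plus a suitable constant is a particular solution. Hence $q^iy_i=\Phi(q^i)$ for $0\le i\le d+1$, where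
\[
\Phi(t)=\frac{ra^2}qt^4+\frac{x'a}qt^3+(\text{terms of degree}\le2),\qquad\Phi(1)=\Phi(q^{d+1})=0 .
\]
Divide $\Phi$ by $(t-1)(t-q^{d+1})$. The remainder has degree at most one and vanishes at $1$ and $q^{d+1}$, so
\[
\Phi(t)=(t-1)(t-q^{d+1})(c_2t^2+c_1t+c_0)+K(t-1),
\]
with $K=0$ if $q^{d+1}\ne1$, and with $c_2=ra^2/q$, $c_1=[x'a+ra^2(1+q^{d+1})]/q$. Choose $e,f$ with $e+f=x'+ra(1+q^{d+1})$ and $ef=rqc_0$. Then $rq(c_2t^2+c_1t+c_0)=(rat+e)(rat+f)$. So $A^*=A^*(e,f)+KY$ in the notation of Lemma~\ref{lem:Lambda} (with $\alpha=\alpha^*=0$), where $Y$ has superdiagonal entries $\upsilon_i=1-q^{-i}$.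

\emph{The subcase $q^{d+1}=1$.} We show $\Lambda(Y)\ne0$; then $K=0$ by Lemma~\ref{lem:Lambda}. Let $N=d+1$. Then $q$ is a primitive $N$th root of unity, so $X^N-1=\prod_{l=0}^{N-1}(X-q^l)$ has distinct roots, $\prod_{l=1}^{N-1}(1-q^l)=N\ne0$ in $\mathbb F$, and $\prod_{l=0}^{N-1}(X-X'q^{-l})=X^N-X'^N$. Since $2d-1\ge N$, condition (D) gives $a\ne bq^m$ for all integers $m$, so $\Pi:=N(a^N-b^N)\ne0$. The sequence $aq^i+bq^{-i}$ has period $N$, so
\[
\pi_i=\prod_{l=1}^{N-1}(1-q^l)(aq^i-bq^{-i-l})=\frac{\Pi}{aq^i-bq^{-i}} .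
\]
Now $a-b+aq-bq^{-1}=(1+q)(a-bq^{-1})$, $aq-bq^{-1}=q(a-bq^{-2})$, and $\frac{\theta_1-\theta_0}{\theta_2-\theta_0}=\frac{a-bq^{-1}}{(q+1)(a-bq^{-2})}$. So \eqref{eq:LambdaY} gives
\[
\Pi(\theta_1-\theta_0)\Lambda(Y)=(a-bq^{-1})\Bigl[(1+q)\upsilon_1-\frac q{q+1}\upsilon_2\Bigr],
\]
and the bracket is $\frac{(q+1)(q-1)}q-\frac{q-1}q=q-1\ne0$.

\subsection*{The case $\beta=2$, $p\ne2$: Family II}
By \eqref{eq:rec}, $\theta_i=\alpha+ai+bi^2$ for $-1\le i\le d+1$, with $2b=\gamma$. If $p>0$, then $p>d$, since otherwise $\theta_p=\theta_0$; so $2$ and $3$ are nonzero in $\mathbb F$. Condition (D) follows from \eqref{eq:diffII}.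

By \eqref{eq:z}, $z_i=r+r'i$; then $z_2^2-z_1z_3=r'^2$, and \eqref{eq:z2} gives $r'=0$. So $z_i=r\ne0$ and (S) holds. In \eqref{eq:x}, $(\theta_{i+3}-\theta_i)-(\theta_{i+2}-\theta_{i-1})=3(a+b(2i+3))-3(a+b(2i+1))=6b$. So $(Lx)_i=\gamma^*+6rb$ and $x_i=\alpha^*+x'i+x''i^2$ with $2x''=\gamma^*+6rb$. Equation \eqref{eq:x2} reads $r(2x_1-x_0-x_2)=2r\gamma^*$, that is, $-2x''=2\gamma^*$. Hence $3x''=6rb$, so $x''=2rb$ and $\gamma^*=-2rb$.

In \eqref{eq:y} put $m=i+1$. As $\theta_{m-1}-\theta_{m-2}=a-3b+2bm$ and $\theta_{m+1}-\theta_m=(a-3b+2bm)+4b$,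
\[
y_{m-1}-2y_m+y_{m+1}=\gamma^*(\theta_{m-1}+\theta_m)+\omega+(x_m-x_{m-1})(a-3b+2bm)+4bx_m .
\]
Here $\theta_{m-1}+\theta_m=2bm^2+2(a-b)m+\text{const}$ and $x_m-x_{m-1}=4rbm+x'-2rb$. So the right side is a quadratic polynomial in $m$, with coefficient of $m^2$ equal to $-4rb^2+8rb^2+8rb^2=12rb^2$ and coefficient of $m$ equal to
\[
-4rb(a-b)+\bigl[2b(x'-2rb)+4rb(a-3b)\bigr]+4bx'=6bx'-12rb^2 .
\]
The left operator sends $m^4,m^3,m^2$ to $12m^2+2,\ 6m,\ 2$. With $y_0=0$ we obtain $y_i=i\Phi(i)$ for $0\le i\le d+1$, where $\Phi(t)=rb^2t^3+(bx'-2rb^2)t^2+(\text{terms of degree}\le1)$. Dividing by $t-d-1$,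
\[
y_i=i(i-d-1)(rb^2i^2+c_1i+c_0)+Ki,\qquad c_1=b\bigl(x'+(d-1)rb\bigr),
\]
and $y_{d+1}=0$ gives $K(d+1)=0$. Choose $e,f$ with $e+f=x'+(d-1)rb$ and $ef=rc_0$. Then $r(rb^2i^2+c_1i+c_0)=(rbi+e)(rbi+f)$, so $A^*=A^*(e,f)+KY$ with $\upsilon_i=i$. If $d+1\ne0$ in $\mathbb F$, then $K=0$.

Otherwise $p=d+1$, since $p>d$. As $2d-1\ge p$, condition (D) gives $a+bl\ne0$ for all $l\in\mathbb F_p$, so $\Pi:=\prod_{l\in\mathbb F_p}(a+bl)\ne0$. The sequence $\theta_i$ has period $p$, so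
\[
\pi_i=\prod_{l=1}^{p-1}(-l)(a+2bi+bl)=-\frac{\Pi}{a+2bi}.
\]
With $\frac{\theta_1-\theta_0}{\theta_2-\theta_0}=\frac{a+b}{2(a+2b)}$, equation \eqref{eq:LambdaY} gives
\[
-\Pi(\theta_1-\theta_0)\Lambda(Y)=(2a+2b)\upsilon_1-\tfrac12(a+b)\upsilon_2=a+b\ne0,
\]
so $K=0$ by Lemma~\ref{lem:Lambda}.

\subsection*{The case $\beta=-2$, $p\ne2$: Family III}
Shift so that $\gamma=\gamma^*=0$. Then $\theta_i=(-1)^i(a+bi)$ for $-1\le i\le d+1$. We have $b\ne0$ since $\theta_2-\theta_0=2b$, and $2p>d$ if $p>0$, since otherwise $\theta_{2p}=\theta_0$. By \eqref{eq:z}, $z_i=(-1)^i(r+r'i)$; again $z_2^2-z_1z_3=r'^2$, so $r'=0$ by \eqref{eq:z2}, and $z_i=(-1)^ir$ with $r\ne0$. So (S) holds, and (D) holds by Lemma~\ref{lem:conditions}.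

For $i,j$ of opposite parity, $\theta_i-\theta_j=(-1)^i(2a+b(i+j))$. So the right side of \eqref{eq:x} is $r(2a+b(2i+1))-r(2a+b(2i+3))=-2rb$. As $L$ sends $1$ to $4$, we get $x_i=-\frac{rb}2+(-1)^i(x'+x''i)$. Equation \eqref{eq:x2} reads $r(x_0-x_2)=0$, so $x''=0$. In \eqref{eq:y}, $\theta_i-\theta_{i-1}=(-1)^i(2a+b(2i-1))$ and $\theta_{i+2}-\theta_{i+1}=(-1)^i(2a+b(2i+3))$, so
\[
(Ly)_i=\omega-2rb^2(-1)^i-x'\bigl(4a+b(4i+2)\bigr).
\]
Since $L$ sends $1,\ i,\ (-1)^ii^2$ to $4,\ 4i+4,\ 2(-1)^i$, and $y_0=0$, there are constants $l_0,l_1$ with $y_i=l_0-x'bi+(-1)^i(-l_0+l_1i-rb^2i^2)$ for $0\le i\le d+1$, that is,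
\[
y_i=i(l_1-x'b-rb^2i)\quad(i\text{ even}),\qquad y_i=2l_0-(x'b+l_1)i+rb^2i^2\quad(i\text{ odd}).
\]

\emph{$d$ even.} Define $e,f$ by $-be=l_1-x'b$ and $bf=-x'b-l_1+rb^2(d+1)$. Then $b(e-f)=2x'b-rb^2(d+1)$, so $x'=\frac12(e-f+rb(d+1))$, and $y_i=-bi(rbi+e)$ for even $i$. For odd $i$, $y_i=2l_0+(bf-rb^2(d+1))i+rb^2i^2$, and $y_{d+1}=0$ gives $2l_0=-bf(d+1)$; so $y_i=b(i-d-1)(rbi+f)$. These are the formulas of Family~III.

\emph{$d$ odd.} Put $K=l_1-x'b-rb^2(d+1)$; the condition $y_{d+1}=0$ reads $(d+1)K=0$. Choose $e,f$ with $e+f=-2x'-rb(d+1)$ and $ef=2rl_0$. Then $x_i$ is as in Family~III, $y_i=-rb^2i(i-d-1)+Ki$ for even $i$, and, since $-(x'b+l_1)=b(e+f)-K$, $y_i=r^{-1}(rbi+e)(rbi+f)-Ki$ for odd $i$. So $A^*=A^*(e,f)+KY$ with $\upsilon_i=(-1)^ii$. If $d+1\ne0$ in $\mathbb F$, then $K=0$.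

Otherwise $d+1$ is an even multiple of $p$ and $d+1\le2p$, so $d=2p-1$. The odd integers $1,3,\dots,2p-1$ are at most $2d-1$ and represent all residues modulo $p$, so (D) gives $\Pi_0:=\prod_{l\in\mathbb F_p}(2a+bl)\ne0$. Also $\prod_{n=1}^{p-1}(\pm2nb)=2^{p-1}(p-1)!\,b^{p-1}=-b^{p-1}$ for either choice of sign. Put $\Pi=b^{p-1}\Pi_0$. In $\pi_0$ the even $l\ne0$ contribute the factors $-bl$, with product $-b^{p-1}$, and the odd $l$ contribute $2a+bl$, with product $\Pi_0$; so $\pi_0=-\Pi$. In $\pi_1$ the odd $l\ne1$ contribute $b(l-1)$, with product $-b^{p-1}$, and the $p$ even $l$ contribute $-(2a+b(l+1))$, with product $-\Pi_0$; so $\pi_1=\Pi$. In \eqref{eq:LambdaY} the term with $\upsilon_1$ vanishes, and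
\[
\Pi(\theta_1-\theta_0)\Lambda(Y)=-\upsilon_2\,\frac{-(2a+b)}{2b}=\frac{2a+b}b\ne0,
\]
so $K=0$ by Lemma~\ref{lem:Lambda}.

\subsection*{The case $\beta=0$, $p=2$: Family IV}
By \eqref{eq:rec}, $\theta_{i+2}=\theta_i+\gamma$; if $d\ge4$ this would give $\theta_4=\theta_0$, so $d=3$. Shift so that $\theta_0=0$. In the notation of Section~\ref{sec:beta0}, $(\theta_i)=(0,\delta,s,\varepsilon)$ with $s=\delta+\varepsilon$. By Lemma~\ref{lem:beta0}, $(z_1+z_2)^2=0$ and $z_3=z_1$, so $z_1=z_2=z_3=r\ne0$ and $D=rs$. Now (E8) gives $x_0=x_2$, then (E2) gives $\Gamma=rs$ and $x_1=x_3$, and (E5) gives $y_2=rs^2+s(x_1+x_3)=rs^2$. Equation \eqref{eq:y} for $i=1$ reads $y_1+y_3=\Gamma\varepsilon+\omega+\delta(x_1+x_2)$. Inserting $\omega=y_2+\varepsilon(x_0+x_1)+\Gamma\delta$ from (E3) gives $y_1+y_3=y_2+\Gamma s+s(x_0+x_1)=s(x_0+x_1)$. Put $\xi=x_0$ and choose $e,f$ with $e+f=x_0+x_1+rs$ and $ef=ry_1$. Then $x_1=\xi+e+f+rs$ and $ry_3=ef+rs(e+f+rs)=(e+rs)(f+rs)$.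 These are the formulas of Family~IV, and Proposition~\ref{prop:shape} is proved.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $A,A^*$ be an LB-TD pair. By Proposition~\ref{prop:shape} it is given by the formulas of a family, with (S). The $\theta_i$ are distinct and the $y_i$ are nonzero, so (D) and (Y) hold by Lemma~\ref{lem:conditions}, and then (D$^*$) and (K) hold by Proposition~\ref{prop:families}. Conversely, if all five groups of conditions hold, then $A^*$ is irreducible tridiagonal by (S) and Lemma~\ref{lem:conditions}, and $A,A^*$ is a Leonard pair with the stated eigenvalues $\theta_i^*$ by Proposition~\ref{prop:families}.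
\end{proof}

\begin{remark}
That $\mathbb F$ is algebraically closed was used to write $\beta=q+q^{-1}$, to find $e,f$ from their sum and product, to know that $\mathbb F$ is infinite in Lemma~\ref{lem:Lambda}(iii), and, for $d=1,2$, to have the eigenvalues of $A^*$ in $\mathbb F$. The hypothesis $d\ge3$ makes $\beta$ an invariant of the pair and provides \eqref{eq:z} and \eqref{eq:z2}, which tie $z_2/z_1$ to $\beta$; for $d=2$ no equation in Theorem~\ref{thm:small} ties $z_2/z_1$ to the $\theta_i$.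
\end{remark}

\begin{thebibliography}{9}

\bibitem{Nomura}
Kazumasa Nomura, \emph{Leonard pairs having zero-diagonal TD-TD form}, arXiv:1503.05262 (2015).

\bibitem{TV}
Terwilliger and Vidunas, \emph{Leonard pairs and the Askey--Wilson relations}, J. Algebra Appl. 3 (2004).

\end{thebibliography}
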